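\title{Isogeny orbits in a family of abelian varieties over a curve}

\begin{abstract}
Let $\mathcal A\to\mathcal S$ be a non-isotrivial abelian scheme over a curve in characteristic zero, let $A_0$ be an abelian variety, and let $\Gamma\subset A_0$ be the division group of a finitely generated subgroup. The isogeny orbit of $\Gamma$ is the set of images of points of $\Gamma$ under all isogenies from $A_0$ to fibers of $\mathcal A$. We prove that an irreducible subvariety of $\mathcal A$ that contains a Zariski dense set of points of the isogeny orbit is either a translate of an abelian subvariety of one fiber, or has a geometric generic fiber whose components are translates of abelian subvarieties by sums of a torsion point and a constant point. We also prove a stronger version with a converse. The main step uses Galois elements acting as homotheties to write a controlled multiple of such a point as the image of a rational point of $A_0$ under a small isogeny. The rational point enters an o-minimal counting argument as a real parameter, so that no bound on its height is needed.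
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $K$ be a field of characteristic zero with a fixed algebraic closure $\bar K$. Unless stated otherwise, varieties are defined over $\bar K$ and identified with their sets of closed points. Subvarieties are closed, ``irreducible'' means geometrically irreducible, and ``dense'' means Zariski dense. For an abelian variety $A$ we write $A_{\mathrm{tors}}$ for its group of torsion points, and a \emph{coset} in $A$ is a translate of an abelian subvariety.

Let $\mathcal S$ be a geometrically irreducible smooth curve and $\pi\colon\mathcal A\to\mathcal S$ an abelian scheme of relative dimension $g$, both defined over $K$. For a point $s$ of $\mathcal S$, closed or not, and a subvariety $\mathcal V\subset\mathcal A$, we write $\mathcal V_s$ for the fiber over $s$. Fix an abelian variety $A_0$ of dimension $g$ and $\mathbb Z$-linearly independent points $\gamma_1,\dots,\gamma_r\in A_0$, where $r=0$ is allowed, and let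
\[
\Gamma=\{\gamma\in A_0:\ N\gamma\in\mathbb Z\gamma_1+\dots+\mathbb Z\gamma_r\text{ for some integer }N\ge1\}.
\]
The \emph{isogeny orbit} of $\Gamma$ in $\mathcal A$ is
\[
\mathcal A_\Gamma=\{p\in\mathcal A_s:\ s\in\mathcal S,\ p\in\varphi(\Gamma)\text{ for some isogeny }\varphi\colon A_0\to\mathcal A_s\}.
\]
It lies over the set $\Sigma$ of those $s\in\mathcal S$ for which $\mathcal A_s$ is isogenous to $A_0$. For $r=0$ it consists of the torsion points of the fibers over $\Sigma$. We ask which irreducible subvarieties $\mathcal V\subset\mathcal A$ contain a dense set of points of $\mathcal A_\Gamma$.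

The answer involves the part of the family that does not vary. Let $\xi$ be the generic point of $\mathcal S$, let $F$ be an algebraic closure of $\bar K(\mathcal S)$, and regard $\mathcal A_\xi$ as an abelian variety over $F$. We call an abelian variety over $F$ \emph{constant} if it is of the form $B_F$ with $B$ an abelian variety over $\bar K$. The \emph{$F/\bar K$-trace} of $\mathcal A_\xi$ \cite[Ch.~VIII, \S3]{Lang} is a pair $(T,\operatorname{Tr})$ consisting of an abelian variety $T$ over $\bar K$ and a homomorphism $\operatorname{Tr}\colon T_F\to\mathcal A_\xi$ with finite kernel, such that every homomorphism $B_F\to\mathcal A_\xi$ from a constant abelian variety equals $\operatorname{Tr}\circ h_F$ for a unique homomorphism $h\colon B\to T$ over $\bar K$. The points of $\operatorname{Tr}(T(\bar K))$ are the constant points of $\mathcal A_\xi$. We call $\mathcal A$ \emph{isotrivial} if $\operatorname{Tr}(T_F)=\mathcal A_\xi$.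

\begin{theorem}\label{thm:main}
Suppose that $\mathcal A\to\mathcal S$ is not isotrivial, and let $\mathcal V\subset\mathcal A$ be an irreducible subvariety. If $\mathcal A_\Gamma\cap\mathcal V$ is dense in $\mathcal V$, then one of the following holds.
\begin{enumerate}
\item[(i)] $\mathcal V$ is a translate of an abelian subvariety of $\mathcal A_s$ by a point of $\mathcal A_\Gamma\cap\mathcal A_s$, for some $s\in\mathcal S$.
\item[(ii)] $\pi(\mathcal V)=\mathcal S$, and over $F$ every irreducible component of $\mathcal V_\xi$ is a translate of an abelian subvariety of $\mathcal A_\xi$ by a point of $(\mathcal A_\xi)_{\mathrm{tors}}+\operatorname{Tr}(T(\bar K))$.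
\end{enumerate}
\end{theorem}

This is the modified Andr\'e--Pink--Zannier statement over a curve, posed in \cite{Dill}.

\subsection{Why this is the expected answer}

If $\mathcal V$ lies in one fiber, the points of $\mathcal A_\Gamma$ on it lie in a group of finite rank, and the Mordell--Lang theorem gives (i). So let $\mathcal V$ dominate $\mathcal S$ and let $\Sigma$ be infinite. There are three evident sources of dense sets. First, an isogeny is surjective on torsion points, so a curve in $\mathcal A[n]$ that dominates $\mathcal S$ has all its points over $\Sigma$ in $\mathcal A_\Gamma$. Second, torsion points are dense in an abelian variety, so abelian subschemes and their torsion translates contain dense sets as well. Third, if $\mathcal A=\mathcal A'\times_{\mathcal S}(B\times\mathcal S)$ has a constant factor and $b\in B$, then the section $s\mapsto(0,b)$ does not move, and one relation between $b$ and the $\gamma_i$ may serve infinitely many $s\in\Sigma$ at once. Condition (ii) describes what these three constructions produce together. For any other section, the condition $s\in\Sigma$ already confines $s$ to a countable set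 when $\mathcal A$ is not isotrivial (see Section~\ref{sub:field}), and the value at $s$ must then fall into a countable subset of the fiber. Two such conditions on one parameter should hold together only finitely often.

For an isotrivial family the first condition may be empty, and the theorem fails.

\begin{example}\label{ex:isotrivial}
Let $A_0=E$ be an elliptic curve, $\mathcal S=E$, $\mathcal A=E\times\mathcal S$, and let $\mathcal V$ be the diagonal. Then $(s,s)\in\mathcal A_\Gamma\cap\mathcal V$ for every torsion point $s$, so $\mathcal A_\Gamma\cap\mathcal V$ is dense in $\mathcal V$. Condition (i) fails because $\pi(\mathcal V)=\mathcal S$. Condition (ii) fails because $T=E$ and $\mathcal V_\xi$ is a point of $E(F)$ that is not in $E(\bar K)$.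
\end{example}

\subsection{A stronger statement}

The set $\mathcal A_\Gamma$ does not behave well under homomorphisms that are not isogenies, and the proof must pass to quotients of $\mathcal A$. For any abelian variety $A$ over $\bar K$ we therefore put
\[
\Gamma_A=\Big\{p\in A:\ Np=\sum_{i=1}^r\psi_i(\gamma_i)\text{ for some }N\ge1\text{ and }\psi_i\in\operatorname{Hom}(A_0,A)\Big\}.
\]
This is a group containing $A_{\mathrm{tors}}$. It has finite rank, that is, $\Gamma_A\otimes\mathbb Q$ is finite-dimensional, because $\operatorname{Hom}(A_0,A)$ is finitely generated. Every homomorphism $A\to A'$ maps $\Gamma_A$ into $\Gamma_{A'}$, and $np\in\Gamma_A$ with $n\ge1$ implies $p\in\Gamma_A$. If $\varphi\colon A_0\to A$ is an isogeny and $N\gamma=\sum n_i\gamma_i$, then $N\varphi(\gamma)=\sum(n_i\varphi)(\gamma_i)$; so $\varphi(\Gamma)\subset\Gamma_A$. Hence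
\[
\mathcal A_\Gamma^+:=\bigcup_{s\in\Sigma}\Gamma_{\mathcal A_s}\supseteq\mathcal A_\Gamma .
\]
In a given fiber the inclusion can be strict. Let $E$ be an elliptic curve with $\operatorname{End}(E)=\mathbb Z$, let $a,b\in E$ be $\mathbb Z$-linearly independent, $A_0=E^2$, $r=1$ and $\gamma_1=(a,b)$. Then $(a,0)\in\Gamma_{A_0}$. But $(a,0)=\varphi(\gamma)$ with $\gamma\in\Gamma$ would give $N(a,0)=n\varphi(a,b)$ with $n\neq0$, which forces the second row of the integral matrix $\varphi$ to vanish.

\begin{theorem}\label{thm:strong}
Suppose that $\mathcal A\to\mathcal S$ is not isotrivial, and let $\mathcal V\subset\mathcal A$ be an irreducible subvariety.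
\begin{enumerate}
\item[(a)] $\mathcal A_\Gamma^+\cap\mathcal V$ is dense in $\mathcal V$ if and only if one of the following holds.
\begin{enumerate}
\item[(i$^+$)] $\mathcal V$ is a translate of an abelian subvariety of some $\mathcal A_s$, $s\in\Sigma$, by a point of $\Gamma_{\mathcal A_s}$.
\item[(ii$^+$)] $\Sigma$ is infinite, $\pi(\mathcal V)=\mathcal S$, and over $F$ every irreducible component of $\mathcal V_\xi$ is a translate of an abelian subvariety of $\mathcal A_\xi$ by a point of $(\mathcal A_\xi)_{\mathrm{tors}}+\operatorname{Tr}(\Gamma_T)$.
\end{enumerate}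
\item[(b)] $\mathcal A_\Gamma\cap\mathcal V$ is dense in $\mathcal V$ if and only if \textup{(i)} holds, or \textup{(ii)} holds and $\pi(\mathcal A_\Gamma\cap\mathcal V)$ is infinite.
\item[(c)] If $\operatorname{End}(A_0)\Gamma\subseteq\Gamma$, then $\mathcal A_\Gamma^+=\mathcal A_\Gamma$.
\end{enumerate}
\end{theorem}

Condition (ii) alone does not imply density: if $\mathcal A$ has a constant elliptic curve $E$ as a factor and $\operatorname{Hom}(E,A_0)=0$, then $\Sigma$ is empty, while $\mathcal V=\mathcal A$ satisfies (ii).

\subsection{The method}

A point $p\in\mathcal V\cap\Gamma_{\mathcal A_s}$ carries three pieces of arithmetic data: an isogeny $\varphi\colon A_0\to\mathcal A_s$, the denominator $N$, and the homomorphisms $\psi_i$. An o-minimal counting argument compares the number of Galois conjugates of $p$ with the number of rational points of bounded height on a definable set, and it seems to require that all three be bounded by a power of the number of conjugates. For $\varphi$ such a bound follows from an isogeny estimate (Section~\ref{sec:isog}). For $N$ and the $\psi_i$ we prove no bound at all. Instead we show in Section~\ref{sec:galois}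 that, away from a proper closed subset of $\mathcal V$, a multiple of $p$ controlled by $\deg\varphi$ equals $\varphi(q)$ with $q\in A_0$ \emph{rational over the ground field}. All conjugates of $p$ then share the same $q$, and the counting theorem, which is uniform in families, accepts the real coordinates of $q$ as a parameter. Counting and the Ax--Lindemann theorem produce a subvariety $W$ through a conjugate of $p$ whose preimage under the uniformization is algebraic (Section~\ref{sec:count}). A monodromy argument shows that $W$ comes from a curve on which the constant part of the family is constant and the remaining part is torsion (Section~\ref{sec:mono}). A second use of homotheties and the Mordell--Lang theorem assemble these curves (Section~\ref{sec:end}).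

Section~\ref{sec:converse} proves the elementary parts of Theorem~\ref{thm:strong}, Section~\ref{sec:background} collects the background, Section~\ref{sec:example} runs the argument for a section of an elliptic scheme, and Sections~\ref{sec:reduction} and~\ref{sec:lemmas} prepare the general case.

\section{The converse statements}\label{sec:converse}

We prove here everything in Theorem~\ref{thm:strong} except the implication from density to (i$^+$) or (ii$^+$); one direction of (b) is deduced from Theorem~\ref{thm:main}.

A \emph{cover} of $\mathcal S$ is a non-empty open subset $S$, \'etale over $\mathcal S$, of the normalization of $\mathcal S$ in a finite extension of $\bar K(\mathcal S)$ inside $F$. We write $\xi$ also for the generic point of $S$, and $\mathcal A_S=\mathcal A\times_{\mathcal S}S$. Finitely many abelian varieties, abelian subvarieties, points and homomorphisms over $F$, together with finitely many identities between them, extend to abelian schemes, abelian subschemes, sections and homomorphisms over a suitable cover. After shrinking, a cover is finite \'etale onto a non-empty open subset of $\mathcal S$.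

\begin{lemma}\label{lem:fibers}
Let $U$ be an irreducible variety with a dominant map to a curve, and let $U'\subset U$ be closed. If infinitely many fibers of $U'$ have dimension $\dim U-1$, then $U'=U$.
\end{lemma}

\begin{proof}
If $U'\ne U$, then $\dim U'\le\dim U-1$, so an irreducible closed subset of $U'$ of dimension $\dim U-1$ is a component of $U'$. Subsets of different fibers give different components, and $U'$ has only finitely many.
\end{proof}

\begin{lemma}\label{lem:spreadcosets}
Suppose that $\pi(\mathcal V)=\mathcal S$ and that the components of $\mathcal V_\xi$ over $F$ are cosets $l_i+D_i$. Then there is a cover $S$, finite \'etale onto a non-empty open subset of $\mathcal S$, over which the $l_i$ extend to sections and the $D_i$ to abelian subschemes $\mathcal D_i$ of $\mathcal A_S$ of relative dimension $\dim\mathcal V-1$, such that $\mathcal V\times_{\mathcal S}S=\bigcup_i(l_i+\mathcal D_i)$. Each $l_i+\mathcal D_i$ is irreducible and dominates $\mathcal V$.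
\end{lemma}

\begin{proof}
The fiber $\mathcal V_\xi$ is irreducible over $\bar K(\mathcal S)$ of dimension $\dim\mathcal V-1$, so its components over $F$ are Galois conjugate and have this dimension. Two closed subsets of $\mathcal A_S$ with the same generic fiber have the same components dominating $S$, so they agree once finitely many fibers are removed. Finally $l_i+\mathcal D_i\cong\mathcal D_i$ is irreducible of dimension $\dim\mathcal V$, and $\mathcal A_S\to\mathcal A$ is quasi-finite.
\end{proof}

\begin{proof}[Proof of ``if'' in Theorem~\ref{thm:strong}(a)]
In case (i$^+$) let $\mathcal V=p+D$ with $p\in\Gamma_{\mathcal A_s}$. Then $p+D_{\mathrm{tors}}\subset\Gamma_{\mathcal A_s}$ is dense in $\mathcal V$.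

In case (ii$^+$) let $l+D$ be a component of $\mathcal V_\xi$ with $l=t+\operatorname{Tr}(b)$, $t$ torsion, $b\in\Gamma_T$. Take $S$ as in Lemma~\ref{lem:spreadcosets} such that also $t$ extends to a torsion section and $\operatorname{Tr}$ to a homomorphism $T\times S\to\mathcal A_S$. For $s'\in S$ over $s\in\Sigma$ the point $l(s')=t(s')+\operatorname{Tr}_{s'}(b)$ lies in $\Gamma_{\mathcal A_s}$, so $l(s')+(\mathcal D_{s'})_{\mathrm{tors}}\subset\Gamma_{\mathcal A_s}$ is dense in the fiber $l(s')+\mathcal D_{s'}$. As $\Sigma$ is infinite, there are infinitely many such $s'$. By Lemma~\ref{lem:fibers} the union of these sets is dense in $l+\mathcal D$, which dominates $\mathcal V$.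
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(b), given Theorem~\ref{thm:main}]
If $\mathcal A_\Gamma\cap\mathcal V$ is dense, then (i) or (ii) holds, and in case (ii) density and $\pi(\mathcal V)=\mathcal S$ make $\pi(\mathcal A_\Gamma\cap\mathcal V)$ infinite.

For the converse, note that for an isogeny $\varphi\colon A_0\to\mathcal A_s$ the set $\varphi(\Gamma)$ is a group containing $(\mathcal A_s)_{\mathrm{tors}}$. So if a coset $p+D\subset\mathcal A_s$ has $p\in\varphi(\Gamma)$, then $p+D_{\mathrm{tors}}\subset\mathcal A_\Gamma$ is dense in it. This settles case (i). In case (ii), Lemma~\ref{lem:spreadcosets} shows that for all but finitely many $s$ the fiber $\mathcal V_s$ is a union of cosets of dimension $\dim\mathcal V-1$. If $\pi(\mathcal A_\Gamma\cap\mathcal V)$ is infinite, then for infinitely many $s$ one of these cosets meets $\mathcal A_\Gamma$ and hence lies in the closure of $\mathcal A_\Gamma\cap\mathcal V$. Lemma~\ref{lem:fibers} gives density.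
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(c)]
Let $s\in\Sigma$ and $p\in\Gamma_{\mathcal A_s}$ with $Np=\sum\psi_i(\gamma_i)$. Let $\varphi\colon A_0\to\mathcal A_s$ be an isogeny of degree $d$, and $\hat\varphi\colon\mathcal A_s\to A_0$ the isogeny with $\varphi\hat\varphi=[d]$. Then $dNp=\varphi(\gamma')$ with $\gamma'=\sum\hat\varphi\psi_i(\gamma_i)$, and $\gamma'\in\Gamma$ because $\hat\varphi\psi_i\in\operatorname{End}(A_0)$. Choose $\gamma\in A_0$ with $dN\gamma=\gamma'$; then $\gamma\in\Gamma$. The point $p-\varphi(\gamma)$ is torsion, so it equals $\varphi(t)$ with $t\in(A_0)_{\mathrm{tors}}\subset\Gamma$. Hence $p=\varphi(\gamma+t)\in\mathcal A_\Gamma$.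
\end{proof}

\section{Background}\label{sec:background}

\subsection{Abelian varieties and abelian schemes}\label{sub:av}

All fields have characteristic zero. We use the following standard facts.
\begin{enumerate}
\item[(A1)] Let $k\subset k'$ be algebraically closed fields and $A,A'$ abelian varieties over $k$. Every homomorphism $A_{k'}\to A'_{k'}$ and every abelian subvariety of $A_{k'}$ is defined over $k$. An algebraic subgroup $H\subset A_{k'}$ is a finite union of translates of the abelian subvariety $H^0$ by torsion points, so it is defined over $k$ too.
\item[(A2)] (Poincar\'e reducibility.) An abelian subvariety $A_1\subset A$ has a complement $A_2$, that is, $A_1\times A_2\to A$ is an isogeny. Hence for a surjective homomorphism $Q\colon A\to A'$ there is $Q'\colon A'\to A$ with $QQ'=[n]$ for some $n\ge1$, and for a homomorphism $j\colon A\to A'$ with finite kernel there is $j'\colon A'\to A$ with $j'j=[n]$ for some $n\ge1$. For an isogeny $\varphi$ of degree $d$ there is a unique $\hat\varphi$ with $\hat\varphi\varphi=[d]$, and $\varphi\hat\varphi=[d]$. Over an algebraically closed field every abelian variety is isogenous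 to a principally polarized one.
\item[(A3)] Let $\mathfrak a,\mathfrak b$ be abelian schemes over a connected normal noetherian $\mathbb Q$-scheme. The group schemes $\mathfrak a[n]$, $\mathfrak b[n]$ are finite \'etale, so the kernel of a homomorphism $\mathfrak a[n]\to\mathfrak b[n]$ is finite \'etale, of the same order in all geometric fibers. As torsion points are dense, a homomorphism $\mathfrak a\to\mathfrak b$ that vanishes on one geometric fiber vanishes. Every homomorphism of the generic fibers extends uniquely to a homomorphism $\mathfrak a\to\mathfrak b$.
\item[(A4)] The Tate module $\widehat T(A)=\varprojlim A[n]=\prod_\ell T_\ell A$ is free over $\widehat{\mathbb Z}=\prod_\ell\mathbb Z_\ell$, and $\widehat T(A)/n\widehat T(A)=A[n]$. The ring $\widehat{\mathbb Z}$ acts on $A_{\mathrm{tors}}$, and $u=(u_\ell)$ acts on points of $\ell$-power order through $u_\ell$. A \emph{homothety} is multiplication by some $u\in\widehat{\mathbb Z}^*$. We write $(\widehat{\mathbb Z}^*)^c$ for the group of $c$-th powers.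
\item[(A5)] For $\nu\ge3$ the kernel of $\operatorname{GL}_n(\mathbb Z)\to\operatorname{GL}_n(\mathbb Z/\nu\mathbb Z)$ is torsion free. The automorphism group of a polarized abelian variety is finite and acts faithfully on the $3$-torsion. If $A,A'$ are defined over $L$ and all their $3$-torsion points are $L$-rational, then all geometric homomorphisms $A\to A'$ are defined over $L$ (Silverberg): the Galois group acts on the lattice $\operatorname{Hom}(A,A')$ through a finite quotient, and trivially on $\operatorname{Hom}(A,A')/3\operatorname{Hom}(A,A')\subset\operatorname{Hom}(A[3],A'[3])$.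
\item[(A6)] For principally polarized $(A,\lambda)$, $(A',\lambda')$ and $\psi\colon A\to A'$ put $\psi^\dagger=\lambda^{-1}\psi^\vee\lambda'\colon A'\to A$. Then $(\psi'\psi)^\dagger=\psi^\dagger\psi'^\dagger$; for an isogeny $\deg\psi^\dagger=\deg\psi$; and an isomorphism $\iota$ respects the polarizations if and only if $\iota^\dagger\iota=1$.
\end{enumerate}

\subsection{The universal family and its uniformization}\label{sub:unif}

Fix $\nu\ge3$. Let $Y$ be a geometric component of the fine moduli space of principally polarized abelian varieties of dimension $g$ with symplectic level $\nu$ structure, and let $\mathfrak X\to Y$ be the universal family.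

Let $\mathbb H_g$ be the space of symmetric complex $g\times g$ matrices $\tau=\tau'+i\tau''$ with $\tau''$ positive definite, with the usual action of $\operatorname{Sp}_{2g}(\mathbb R)$. For a symmetric matrix $\tau$ let
\[
\pi_\tau\colon\mathbb C^{2g}\to\mathbb C^g,\quad \pi_\tau(x_1,x_2)=x_1-\tau x_2,\qquad
\mathcal L_\tau=\ker\pi_\tau=\begin{pmatrix}\tau\\1\end{pmatrix}\mathbb C^g .
\]
For $\tau\in\mathbb H_g$ the map $\pi_\tau$ restricts to an isomorphism $\mathbb R^{2g}\to\mathbb C^g$. So the abelian variety $\mathbb C^g/(\mathbb Z^g+\tau\mathbb Z^g)$ is identified with $\mathbb R^{2g}/\mathbb Z^{2g}$; we call $x\in\mathbb R^{2g}$ the \emph{real coordinates} of a point. The Riemann form of its principal polarization is the standard symplectic form, and the associated positive definite quadratic form is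
\begin{equation}\label{eq:metric}
h_\tau(x)=(x_1-\tau'x_2)^{t}(\tau'')^{-1}(x_1-\tau'x_2)+x_2^{t}\tau''x_2 .
\end{equation}
For $\eta\in\operatorname{Sp}_{2g}(\mathbb R)$ we have $\eta\mathcal L_\tau=\mathcal L_{\eta\tau}$, so $x\mapsto\eta x$ is complex linear from the complex structure given by $\tau$ to that given by $\eta\tau$.

Put $X^+=\mathbb H_g\times\mathbb R^{2g}$, a complex manifold through $(\tau,x)\mapsto(\tau,z)=(\tau,\pi_\tau x)\in\mathbb H_g\times\mathbb C^g$. Let $\mathbf V=\mathbb G_a^{2g}$ and $\mathbf P=\mathbf V\rtimes\operatorname{Sp}_{2g}$. We write elements of $\mathbf P$ as pairs $(\eta,k)$ with $(\eta,k)(\eta',k')=(\eta\eta',k+\eta k')$. The group $\mathbf P(\mathbb R)$ acts on $X^+$ by $(\eta,k)(\tau,x)=(\eta\tau,\eta x+k)$. Let $\operatorname{Sp}(\nu)\subset\operatorname{Sp}_{2g}(\mathbb Z)$ be the principal congruence subgroup of level $\nu$, and let $\Lambda\subset\mathbf P(\mathbb Q)$ consist of the pairs with $\eta\in\operatorname{Sp}(\nu)$ and $k\in\mathbb Z^{2g}$. Stabilizers in $\operatorname{Sp}_{2g}(\mathbb Z)$ of points of $\mathbb H_g$ are finite, so by (A5) the group $\operatorname{Sp}(\nu)$ acts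 freely on $\mathbb H_g$, and $\Lambda$ acts freely on $X^+$. We have
\[
Y(\mathbb C)=\operatorname{Sp}(\nu)\backslash\mathbb H_g,\qquad \operatorname{unif}\colon X^+\to\Lambda\backslash X^+=\mathfrak X(\mathbb C),
\]
and $\operatorname{unif}$ is a holomorphic covering map. The quotients of $\mathbb H_g\times\mathbb Z^{2g}$ and of $X^+$ by $\operatorname{Sp}(\nu)$ are the local system $H_1$ of the fibers and the relative Lie algebra of $\mathfrak X\to Y$. The map $\operatorname{unif}$ is the uniformization of a connected mixed Shimura variety, attached to the datum with group $\mathbf V\rtimes\operatorname{GSp}_{2g}$; since $\Lambda\subset\mathbf P(\mathbb Q)$, only $\mathbf P$ is used below.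

The space $X^+$ has an algebraic structure of its own. Let $X^\vee$ be the variety of pairs $(\mathcal L,u+\mathcal L)$ with $\mathcal L\subset\mathbb C^{2g}$ Lagrangian and $u\in\mathbb C^{2g}$. The group $\mathbf P(\mathbb C)$ acts algebraically on $X^\vee$ by $(\eta,k)(\mathcal L,u+\mathcal L)=(\eta\mathcal L,\eta u+k+\eta\mathcal L)$. The map $(\tau,z)\mapsto(\mathcal L_\tau,\pi_\tau^{-1}(z))$ identifies $\operatorname{Sym}_g(\mathbb C)\times\mathbb C^g$ with a Zariski open subset of $X^\vee$; this chart contains $X^+$ as an open subset in the complex topology, and $X^+\subset X^\vee$ is $\mathbf P(\mathbb R)$-equivariant. An \emph{irreducible algebraic subset of $X^+$} is an irreducible analytic component of the intersection of $X^+$ with an algebraic subset of $X^\vee$.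

Let $\mathfrak F_0\subset\mathbb H_g$ be Siegel's fundamental domain for $\operatorname{Sp}_{2g}(\mathbb Z)$. It is semialgebraic. For $\tau\in\mathfrak F_0$ the entries of $\tau'$ are bounded by $1/2$, and $\tau''$ is Minkowski reduced with $\tau''_{11}\ge\sqrt3/2$. Minkowski reduction implies $\tau''_{11}\le\dots\le\tau''_{gg}$ and that the quadratic form $\tau''$ is bounded above and below by constant multiples, depending only on $g$, of its diagonal part. Let $\mathfrak F=\bigcup_l\eta_l\mathfrak F_0$, where the $\eta_l$ represent the finitely many classes in $\operatorname{Sp}(\nu)\backslash\operatorname{Sp}_{2g}(\mathbb Z)$. Then $\operatorname{unif}$ maps $\mathfrak F\times[0,1)^{2g}$ onto $\mathfrak X(\mathbb C)$.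

\subsection{Definable sets}

A subset of $\mathbb R^n$ is semialgebraic if it is a finite union of sets given by finitely many polynomial equations and inequalities with real coefficients. An o-minimal structure is a collection of subsets of the spaces $\mathbb R^n$, called definable, that contains the semialgebraic sets, is stable under finite unions, complements, products and coordinate projections, and whose definable subsets of $\mathbb R$ are finite unions of points and intervals. A map is definable, or semialgebraic, if its graph is. We use the o-minimal structure $\mathbb R_{\mathrm{an},\exp}$ generated by the real exponential function and by the restrictions to $[0,1]^n$ of real analytic functions on neighborhoods of $[0,1]^n$. The height $\operatorname{ht}(w)$ of $w\in\mathbb Q^m$ is the maximum of the absolute values of the numerators and denominators of the coordinates in lowest terms.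

\subsection{Published results}

\begin{theorem}[Mordell--Lang; \cite{Faltings94,Hindry88,McQuillan95}]\label{thm:ML}
Over an algebraically closed field of characteristic zero, an irreducible subvariety of an abelian variety that contains a dense set of points of a subgroup of finite rank is a coset.
\end{theorem}

\begin{theorem}[Serre \cite{Serre}]\label{thm:Serre}
For an abelian variety $A$ over a number field $k$ there is $c_0\ge1$ such that for all $N\ge1$ and all integers $a$ prime to $N$ some $\sigma\in\operatorname{Gal}(\bar k/k)$ acts on $A[N]$ as multiplication by $a^{c_0}$.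
\end{theorem}

The image of $\operatorname{Gal}(\bar k/k)$ in $\operatorname{Aut}\widehat T(A)$ is compact, hence closed. So every homothety of $\widehat T(A)$ in $(\widehat{\mathbb Z}^*)^{c_0}$ is induced by an element of $\operatorname{Gal}(\bar k/k)$.

\begin{theorem}[Faltings, Zarhin]\label{thm:Fa}
If $A$ is an abelian variety over a finitely generated field $k\supset\mathbb Q$, then $\operatorname{End}_k(A)\otimes\mathbb Z_\ell=\operatorname{End}_{\operatorname{Gal}(\bar k/k)}(T_\ell A)$.
\end{theorem}

\begin{theorem}[Gaudron--R\'emond \cite{GR}]\label{thm:GR}
If $A,A'$ are abelian varieties of dimension $g$ that are isogenous over a number field $k$, then there is a $k$-isogeny $A\to A'$ of degree at most $c_g\big([k:\mathbb Q]\max(1,h_F(A),\log[k:\mathbb Q])^2\big)^{\kappa_g}$, where $h_F$ is the stable Faltings height and $c_g,\kappa_g$ depend only on $g$.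
\end{theorem}

\begin{theorem}[Peterzil--Starchenko \cite{PS}; in this form also {\cite[\S4]{Gao}}]\label{thm:PS}
The restriction of $\operatorname{unif}$ to $\mathfrak F\times[0,1)^{2g}$ is definable in $\mathbb R_{\mathrm{an},\exp}$.
\end{theorem}

\begin{theorem}[Habegger--Pila {\cite[Cor.~7.2]{HP}}]\label{thm:HP}
Let $\mathcal Z\subset\mathbb R^l\times\mathbb R^m\times\mathbb R^n$ be definable in an o-minimal structure, with fibers $\mathcal Z_y\subset\mathbb R^m\times\mathbb R^n$ over $y\in\mathbb R^l$ and projections $\pi_1,\pi_2$ to $\mathbb R^m,\mathbb R^n$. Let $\varepsilon>0$. There is $c$ such that for all $y\in\mathbb R^l$, all $H\ge1$ and every $\Xi\subset\{(w,u)\in\mathcal Z_y:w\in\mathbb Q^m,\ \operatorname{ht}(w)\le H\}$ with $\#\pi_2(\Xi)>cH^\varepsilon$ there is a continuous definable map $\theta\colon[0,1]\to\mathcal Z_y$ such that $\pi_1\circ\theta$ is semialgebraic and is real analytic on $(0,1)$, $\pi_2\circ\theta$ is not constant, and $\pi_2(\theta(0))\in\pi_2(\Xi)$.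
\end{theorem}

\begin{theorem}[mixed Ax--Lindemann; Gao {\cite[Thm.~1.2]{Gao}}]\label{thm:Gao}
Let $\operatorname{unif}\colon X^+\to M$ be the uniformization of a connected mixed Shimura variety and $\mathcal W\subset M$ a closed irreducible subvariety. Every maximal irreducible algebraic subset $\tilde Z$ of $X^+$ contained in $\operatorname{unif}^{-1}(\mathcal W)$ is weakly special. In particular \cite[\S4]{Pink}, $\operatorname{unif}(\tilde Z)$ is a closed irreducible algebraic subvariety of $M$.
\end{theorem}

We use only the last assertion, and only for $M=\mathfrak X$.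

\begin{theorem}[Deligne {\cite[4.2.9]{Deligne}}]\label{thm:De}
For an abelian scheme over a smooth connected complex variety, the identity component of the Zariski closure over $\mathbb Q$ of the monodromy group on $H_1$ is semisimple.
\end{theorem}

\begin{theorem}[Lang--N\'eron]\label{thm:LN}
If $L/k$ is a finitely generated regular extension and $A$ is an abelian variety over $L$ with $L/k$-trace $(A^{L/k},\operatorname{Tr})$, then $A(L)/\operatorname{Tr}(A^{L/k}(k))$ is finitely generated.
\end{theorem}

\section{A section of an elliptic scheme}\label{sec:example}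

The main idea is visible in the following case. Let $g=1$ and let $K\subset\mathbb C$ be a number field. Let $S\to S_1$ be a finite surjective map onto an open subset of the modular curve $Y$, let $\mathcal X=\mathfrak X\times_YS$, and let $f\colon\mathcal X\to\mathfrak X$ be the projection. Let $A_0=E_0=\mathbb C/(\mathbb Z+\tau_0\mathbb Z)$, and assume that all these data, the points $\gamma_i$, the endomorphisms of $E_0$ and a section $P$ of $\mathcal X\to S$ are defined over $K$. Suppose that $P(s)\in\Gamma_{\mathcal X_s}$ for infinitely many $s\in\Sigma$. The trace of $\mathcal X_\xi$ is zero, as its image is a proper abelian subvariety of an elliptic curve, so Theorem~\ref{thm:strong}(a) says that $P$ is torsion. We prove this, borrowing two estimates and two short lemmas from later sections.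

Fix such an $s$, put $p=P(s)$ and $\Delta=[K(s):K]$, and write $Np=\sum\psi_i(\gamma_i)$. By Proposition~\ref{prop:small} and Lemma~\ref{lem:matrix} there is an isogeny $\varphi\colon E_0\to\mathcal X_s$ such that $\deg\varphi$ and the integral $2\times2$ matrices of all conjugates of $\varphi$ are bounded by $C\Delta^\kappa$, and $\Delta$ is unbounded on every infinite subset of $\Sigma$. About $N$ and the $\psi_i$ we know nothing.

\medskip\noindent\emph{Step 1: removing $N$ and the $\psi_i$.} Let $G_{\mathrm{hom}}\subset\operatorname{Gal}(\bar K/K)$ be the normal subgroup of elements acting on $(E_0)_{\mathrm{tors}}$ as homotheties. An element $\sigma\in G_{\mathrm{hom}}$ preserves the finite group $\ker\varphi$, so $\varphi^\sigma=\iota\varphi$ with an isomorphism $\iota\colon\mathcal X_s\to\mathcal X_{\sigma s}$. A given elliptic curve occurs as a fiber of $\mathcal X$ a bounded number of times and has at most six automorphisms. So the stabilizer $G_\varphi$ of $(s,\varphi)$ has bounded index in $G_{\mathrm{hom}}$, however large $\deg\varphi$ is. It fixes $p=P(s)$ because $P$ is defined over $K$, and so it fixes $x=\hat\varphi(p)\in E_0$.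 Moreover $Nx=\sum\hat\varphi\psi_i(\gamma_i)\in E_0(K)$. For an arbitrary $\sigma\in\operatorname{Gal}(\bar K/K)$ the point $\sigma x-x$ is therefore torsion, and it is fixed by $G_\varphi\cap\sigma G_\varphi\sigma^{-1}$, which again has bounded index in $G_{\mathrm{hom}}$. If this group contains an element acting as $-1$, then $\sigma x-x$ equals its negative, so $2(\sigma x-x)=0$. In general Theorem~\ref{thm:Serre} supplies enough homotheties to give $e(\sigma x-x)=0$ with $e\ge1$ independent of $s$ and $\sigma$ (Lemma~\ref{lem:kill}). Hence
\[
q=ex\in E_0(K),\qquad \varphi(q)=np\quad\text{with }n=e\deg\varphi .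
\]

\medskip\noindent\emph{Step 2: counting.} Let $\tilde q\in[0,1)^2$ be the real coordinates of $q$. For $\sigma\in\operatorname{Gal}(\bar K/K)$ we have $\varphi^\sigma(q)=nP(\sigma s)$, \emph{with the same $q$}. Write $f(P(\sigma s))=\operatorname{unif}(\tau_\sigma,x_\sigma)$ with $(\tau_\sigma,x_\sigma)\in\mathfrak F\times[0,1)^2$, and let $M_\sigma$ be the matrix of $\varphi^\sigma$. Then $\tau_\sigma=M_\sigma\tau_0$, acting by M\"obius transformations, and $nx_\sigma=M_\sigma\tilde q-k_\sigma$ with $k_\sigma\in\mathbb Z^2$. Thus at least $c\Delta$ points $(\tau,x)$ of the definable set $\operatorname{unif}^{-1}(\mathcal W)\cap(\mathfrak F\times[0,1)^2)$, where the curve $\mathcal W$ is the closure of $f(P(S))$, are of the form $(M\tau_0,(M\tilde q-k)/n)$ with integral $(M,n,k)$ of height at most $C\Delta^\kappa$. For large $\Delta$, Theorem~\ref{thm:HP} with parameter $\tilde q$ gives a semialgebraic path $(M,n,k)$ along which this point moves inside $\operatorname{unif}^{-1}(\mathcal W)$. By Lemma~\ref{lem:complexify} the set $\operatorname{unif}^{-1}(\mathcal W)$ contains a one-dimensional irreducible algebraic subset $\tilde Z$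 of $X^+$. As $\mathcal W$ is a curve, $\tilde Z$ is an irreducible component of $\operatorname{unif}^{-1}(\mathcal W)$.

\medskip\noindent\emph{Step 3: monodromy.} Let $\hat Z\subset X^\vee$ be the Zariski closure of $\tilde Z$, an irreducible curve. It is not a fiber over one $\tau$, because $\mathcal W$ meets each fiber of $\mathfrak X$ in a finite set; so $\hat Z$ has finite fibers over the $\tau$-line. Let $\Lambda_{\mathcal W}\subset\Lambda$ be the stabilizer of $\tilde Z$ and $\mathbf N\subset\mathbf P$ its Zariski closure. Then $\mathbf N(\mathbb R)$ preserves $\hat Z\cap X^+$. The subspace $\mathbf N\cap\mathbf V$ is zero, for a non-zero real vector in it would translate a finite fiber into itself. The group $\Lambda_{\mathcal W}$ is the image in $\Lambda$ of the fundamental group of the smooth locus of $\mathcal W$, and $\mathcal W\to Y$ is dominant with finite fibers, so the image of $\Lambda_{\mathcal W}$ has finite index in $\operatorname{SL}_2(\mathbb Z)$. This image contains non-trivial upper and lower triangular unipotent matrices and is therefore Zariski dense in $\operatorname{SL}_2$. Hence $\mathbf N\to\operatorname{SL}_2$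 is an isomorphism and $\mathbf N=\{(\eta,\mathfrak c(\eta))\}$. The element $(-1,k_0)\in\mathbf N(\mathbb Q)$ over $-1$ is central in $\mathbf N$, which means $k_0-\mathfrak c(\eta)=\mathfrak c(\eta)+\eta k_0-\mathfrak c(\eta)+\mathfrak c(\eta)$, that is, $k_0-\mathfrak c(\eta)=\mathfrak c(\eta)+\eta k_0$. So $\mathfrak c(\eta)=v-\eta v$ with $v=k_0/2\in\mathbb Q^2$, and $\mathbf N(\mathbb R)\cong\operatorname{SL}_2(\mathbb R)$ acts by $(\tau,x-v)\mapsto(\eta\tau,\eta(x-v))$. The stabilizer of $\tau$ in $\operatorname{SL}_2(\mathbb R)$ is a circle group that moves every non-zero vector along an ellipse. Since the fibers of $\hat Z$ are finite, $x=v$ on $\tilde Z$. If $mv\in\mathbb Z^2$, then infinitely many points of the irreducible curve $\mathcal W$ lie in $\mathfrak X[m]$, so $\mathcal W\subset\mathfrak X[m]$ and $mP=0$.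

\medskip
Four things change in general. The group $G_\varphi$ may move $p$ inside a positive-dimensional fiber of $\mathcal V$; this is the main new difficulty, and it is solved by Proposition~\ref{prop:fixed}. The field $K$ need not be a number field, so Theorems~\ref{thm:Serre} and~\ref{thm:GR} must be transported by specialization. The curve found by counting need not be a component of $\operatorname{unif}^{-1}(\mathcal W)$, and Theorem~\ref{thm:Gao} replaces this. Finally, the monodromy group is not known explicitly and there may be a constant part, which calls for Theorems~\ref{thm:De}, \ref{thm:LN} and~\ref{thm:ML}.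

\section{Reduction to the universal family}\label{sec:reduction}

Assume that $\mathcal A$ is not isotrivial and that $\mathcal A_\Gamma^+\cap\mathcal V$ is dense in $\mathcal V$. As $\pi$ is proper, $\pi(\mathcal V)$ is a point or $\mathcal S$.

If $\pi(\mathcal V)=\{s\}$, then $s\in\Sigma$ and $\Gamma_{\mathcal A_s}\cap\mathcal V$ is dense in $\mathcal V$, so $\mathcal V$ is a coset by Theorem~\ref{thm:ML}. A coset is the translate of its abelian subvariety by any of its points. So (i$^+$) holds, and (i) holds if $\mathcal V$ meets $\mathcal A_\Gamma$.

From now on $\pi(\mathcal V)=\mathcal S$. Then $\Sigma$ is infinite, and we must prove the last assertion of (ii$^+$), which implies (ii). This will complete the proofs of Theorems~\ref{thm:main} and~\ref{thm:strong}. The reduction has three aims: to make the generic fiber of $\mathcal V$ geometrically irreducible with trivial stabilizer, to map everything by a finite morphism to the universal family, and to work over a finitely generated field.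

\subsection{Constructions on the geometric generic fiber}\label{sub:generic}

Work over $F$ and fix an irreducible component $\mathcal V^1$ of $\mathcal V_\xi$.

\emph{The quotient.} Let $\operatorname{Stab}(\mathcal V^1)=\{a\in\mathcal A_\xi:a+\mathcal V^1=\mathcal V^1\}$, an algebraic subgroup. Let $Q\colon\mathcal A_\xi\to\mathcal Q_\xi$ be the quotient by it and $V_\xi=Q(\mathcal V^1)$. Then $\mathcal V^1=Q^{-1}(V_\xi)$, since $\mathcal V^1$ is stable under $\ker Q$. The irreducible variety $V_\xi$ has trivial stabilizer: if $Q(a)+V_\xi=V_\xi$, then $a+\mathcal V^1=Q^{-1}(Q(a)+V_\xi)=\mathcal V^1$, so $a\in\ker Q$. The abelian variety $\mathcal Q_\xi$ may be constant or zero. This is why we keep, next to it, an abelian variety isogenous to all of $\mathcal A_\xi$.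

\emph{The principally polarized model.} By (A2) there is a principally polarized $(\mathcal X_\xi,\lambda)$ with an isogeny $\mathcal A_\xi\to\mathcal X_\xi$. Choose a level $\nu$ structure of the type classified by $Y$. Composing a homomorphism $Q'$ with $QQ'=[n]$ with this isogeny gives $j\colon\mathcal Q_\xi\to\mathcal X_\xi$ with finite kernel.

\emph{The constant part.} Let $B$ be the trace of $\mathcal X_\xi$ and $\mathcal C_\xi$ a complement to the image of $B_F$. The trace of $\mathcal C_\xi$ is zero: its image in $\mathcal X_\xi$ is connected and lies in the finite intersection of $\mathcal C_\xi$ with the image of $B_F$. Since $B_F\times\mathcal C_\xi\to\mathcal X_\xi$ is an isogeny, there is an isogeny $(\beta,\chi)\colon\mathcal X_\xi\to B_F\times\mathcal C_\xi$.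

\subsection{Spreading out}\label{sub:spread}

Choose a cover $S$ of $\mathcal S$ over whose function field $\mathcal V^1$ is defined and over which all these objects extend: abelian schemes $\mathcal Q,\mathcal X,\mathcal C$, the polarization and the level structure, and homomorphisms $Q\colon\mathcal A_S\to\mathcal Q$, $\mathcal A_S\to\mathcal X$, $j\colon\mathcal Q\to\mathcal X$, $(\beta,\chi)\colon\mathcal X\to(B\times S)\times_S\mathcal C=B\times\mathcal C$. Extending also homomorphisms in the opposite direction whose composites with these are multiplications by integers, as in (A2), we see that $j$ has finite kernel and that $\mathcal A_S\to\mathcal X$ and $(\beta,\chi)$ are isogenies in every fiber. We regard $\beta$ as a morphism $\mathcal X\to B$.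

As $Y$ is a fine moduli space, $\mathcal X=\mathfrak X\times_YS$ for a morphism $S\to Y$. \emph{This morphism is not constant.} Otherwise $\mathcal X_\xi$ is constant, so a constant abelian variety surjects onto $\mathcal A_\xi$; the surjection factors through $\operatorname{Tr}$, and $\mathcal A$ is isotrivial. This is the only place where non-isotriviality enters; its consequence, that $S\to Y$ has finite fibers, is used throughout. Let $\bar S_1\subset Y$ be the closure of the image. Then $S$ is open in the normalization of $\bar S_1$ in $\bar K(S)$, which is finite over $\bar S_1$. Removing from $\bar S_1$ its singular points and the images of the points missing from $S$, and shrinking $S$ accordingly, we obtain a finite surjective map $S\to S_1$ onto a smooth locally closed curve $S_1\subset Y$. A point $s\in S$ lies over $\Sigma$ if and only if $\mathcal X_s$ is isogenous to $A_0$; we then write $s\in\Sigma$.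

Let $V'\subset\mathcal A_S$ be the closure of $\mathcal V^1$, an irreducible component of $\mathcal V\times_{\mathcal S}S$ that dominates $S$. The map $\mathcal V\times_{\mathcal S}S\to\mathcal V$ is \'etale, hence open, and so is its restriction to the open subset $V''\subset V'$ of points on no other component. The preimage of a dense set under an open map is dense. So the points of $V'$ that lie in some $\Gamma_{\mathcal A_s}$, $s\in\Sigma$, are dense in $V''$ and hence in $V'$. Put $V=Q(V')$. It is closed since $Q$ is proper, it is irreducible, its geometric generic fiber is $V_\xi$, and $\bigcup_{s\in\Sigma}(V_s\cap\Gamma_{\mathcal Q_s})$ is dense in $V$ because $Q$ maps $\Gamma_{\mathcal A_s}$ into $\Gamma_{\mathcal Q_s}$.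

\subsection{The variety $A_0$ and the ground field}\label{sub:field}

Let $i\colon A_0\to A_0'$ be an isogeny of degree $n$. Replacing $(A_0,\gamma_i)$ by $(A_0',i(\gamma_i))$ changes neither $\Sigma$ nor any group $\Gamma_A$: if $Np=\sum\psi_i(\gamma_i)$, then $nNp=\sum\psi_i\hat\imath\,(i(\gamma_i))$, and if $Np=\sum\psi_i'(i(\gamma_i))$, then $\psi_i'i\in\operatorname{Hom}(A_0,A)$. So we may assume that $A_0$ has a principal polarization $\lambda_0$.

All data, including generators of $\operatorname{End}(A_0)$, are defined over a subfield $K_1\subset\bar K$ that is finitely generated over $\mathbb Q$. Let $\bar K_1$ be its algebraic closure in $\bar K$. If $s\in\Sigma$, then $\mathcal X_s$ is a quotient of $A_0$ by a finite group, so by (A1) it is defined over $\bar K_1$ together with its polarization and level structure. The image of $s$ in $Y$ is thus a $\bar K_1$-point, and so is $s$, as $S\to Y$ has finite fibers. (In particular $\Sigma$ is countable.) By (A1) again, all points of $\Gamma_{\mathcal Q_s}$ are $\bar K_1$-points. They remain dense in $V$ over $\bar K_1$, because a proper closed subset over $\bar K_1$ stays proper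 over $\bar K$. A non-zero homomorphism from a constant abelian variety to $\mathcal C_\xi$, or a non-zero point stabilizing $V_\xi$, over the smaller field would give one over the larger field. So, with $K_1$ in place of $K$ and an embedding $\bar K_1\subset\mathbb C$, we are in the following situation.

\subsection{The standing setting}\label{sub:setting}

The field $K$ is finitely generated over $\mathbb Q$ and $\bar K\subset\mathbb C$. The following objects are defined over $K$: the family $\mathfrak X\to Y$; smooth geometrically irreducible curves $S$ and $S_1$, with $S_1\subset Y$ locally closed and $S\to S_1$ finite and surjective; $\mathcal X=\mathfrak X\times_YS$ with its principal polarization $\lambda$; abelian schemes $\mathcal Q,\mathcal C$ over $S$ and an abelian variety $B$; a homomorphism $j\colon\mathcal Q\to\mathcal X$ with finite kernel and an isogeny $(\beta,\chi)\colon\mathcal X\to B\times\mathcal C$; the principally polarized abelian variety $(A_0,\lambda_0)$, all elements of the geometric endomorphism ring $R=\operatorname{End}(A_0)$, and the points $\gamma_i$; and a closed irreducible $V\subset\mathcal Q$ dominating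 $S$. With $F=\overline{\bar K(S)}$, the $F/\bar K$-trace of $\mathcal C_\xi$ is zero, and $V_\xi$ is irreducible over $F$ with trivial stabilizer. With $\Sigma=\{s\in S:\mathcal X_s\text{ is isogenous to }A_0\}$, the set $\bigcup_{s\in\Sigma}(V_s\cap\Gamma_{\mathcal Q_s})$ is dense in $V$. Put $\mathfrak X_{S_1}=\mathfrak X\times_YS_1$.
\[
\begin{array}{ccccccc}
V\subset\mathcal Q&\xrightarrow{\ j\ }&\mathcal X&\longrightarrow&\mathfrak X_{S_1}&\subset&\mathfrak X\\
&\searrow&\downarrow&&\downarrow&&\downarrow\\
&&S&\longrightarrow&S_1&\subset&Y
\end{array}
\]
Let $f\colon\mathcal Q\to\mathfrak X_{S_1}$ be the composite. It is finite and defined over $K$; let $m_f$ bound the cardinality of its fibers. If $s\in S$ maps to $y\in S_1$, we identify $\mathcal X_s=\mathfrak X_y$, and then $f$ restricted to $\mathcal Q_s$ is the homomorphism $j_s$. Let $\Pi=(\beta j,\chi j)\colon\mathcal Q\to B\times\mathcal C$, a homomorphism over $S$ with finite kernel.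

\begin{proposition}\label{prop:key}
In the standing setting there are $b_0\in\Gamma_B$, an abelian subvariety $B_0\subset B$, an integer $n\ge1$ and an irreducible component $V_{\mathcal C}$ of $\mathcal C[n]$ such that $\Pi(V)=(b_0+B_0)\times V_{\mathcal C}$.
\end{proposition}

Sections~\ref{sec:lemmas}--\ref{sec:end} prove this.

\subsection{From Proposition~\ref{prop:key} to the theorems}

The conclusion of the proposition, obtained over $\bar K_1$, persists over $\bar K$. We return to the original fields $\bar K$ and $F$.

\emph{The variety $V_\xi$.} The image $\Pi(V_\xi)$ is the geometric generic fiber of $(b_0+B_0)\times V_{\mathcal C}$, and it is irreducible. So $\Pi(V_\xi)=(b_0+B_0)\times\{t_0\}$ with one torsion point $t_0\in\mathcal C_\xi$, and $\dim V_\xi=\dim B_0$ as $\Pi$ is finite. Choose $l\in V_\xi$ with $\Pi(l)=(b_0,t_0)$. Then $V_\xi-l$ is an irreducible closed subset, containing $0$, of the group $\Pi^{-1}(B_0\times0)$, whose dimension is at most $\dim B_0$. Hence $V_\xi=l+D$ with $D=\Pi^{-1}(B_0\times0)^0$. Choose $\Pi'\colon B_F\times\mathcal C_\xi\to\mathcal Q_\xi$ with $\Pi'\Pi=[n_1]$. Then $n_1l=\Pi'(b_0,0)+\Pi'(0,t_0)$,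 and the second summand is torsion.

\emph{The component $\mathcal V^1$.} Recall $QQ'=[n]$. The homomorphism $Q'\Pi'|_{B_F}\colon B_F\to\mathcal A_\xi$ equals $\operatorname{Tr}\circ h$ with $h\colon B\to T$ over $\bar K$. Choose $b\in T(\bar K)$ with $nn_1b=h(b_0)$; then $b\in\Gamma_T$. We have $nn_1Q(\operatorname{Tr}b)=QQ'\Pi'(b_0,0)=n\Pi'(b_0,0)$, so $l-Q(\operatorname{Tr}b)$ is torsion. Since $Q$ is surjective, it is surjective on torsion points, so $l=Q(t+\operatorname{Tr}b)$ with $t$ torsion. Thus $\mathcal V^1=Q^{-1}(l+D)=t+\operatorname{Tr}b+Q^{-1}(D)$. The group $Q^{-1}(D)$ is irreducible because $\mathcal V^1$ is, so it is an abelian subvariety.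

The component $\mathcal V^1$ of $\mathcal V_\xi$ was arbitrary, so (ii$^+$) holds.

\section{Subgroups in the fibers and sets stable under multiplication}\label{sec:lemmas}

We work in the standing setting. The first lemma turns the trivial stabilizer of the generic fiber into a statement about individual points of all fibers. It is the only place where that hypothesis is used, and it will be applied five times.

\begin{lemma}\label{lem:Z}
There is a closed subset $Z\subsetneq V$, defined over $K$, such that for every geometric point $p$ of $V\setminus Z$, lying over $s$, the only subgroup $H\subset\mathcal Q_s$ with $p+H\subset V_s$ is $H=0$.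
\end{lemma}

\begin{proof}
The set $\mathcal Y=\{(v,t)\in V\times_S\mathcal Q:v+lt\in V\text{ for all }l\in\mathbb Z\}$ is closed and defined over $K$. Let $Z$ be the closure of the image in $V$ of the complement of $\{t=0\}$ in $\mathcal Y$. If $p+H\subset V_s$ and $0\ne t\in H$, then $(p,t)\in\mathcal Y$, so $p\in Z$. It remains to show $Z\ne V$.

Suppose $Z=V$. The image is constructible and dense, so it contains the generic point of $V$. Hence there are an algebraically closed field $F'\supset F$, a point $v\in V_\xi(F')$ generic over $\bar K(S)$, and $0\ne t\in\mathcal Q_\xi(F')$ with $v+\mathbb Zt\subset V_\xi$. As $F$ is algebraic over $\bar K(S)$, the point $v$ has transcendence degree $\dim V_\xi$ over $F$; as $V_\xi$ is irreducible over $F$, the point $v$ is generic over $F$. Let $H$ be the Zariski closure of $\mathbb Zt$ over $F'$. Then $v+H\subset V_\xi$, and $H$ is an algebraic subgroup, defined over $F$ by (A1). For $a\in H(F)$ the closed $F$-subvariety $V_\xi-a$ contains $v$, hence contains $V_\xi$, hence equals it. So $a=0$, as the stabilizer is trivial. Thus $H(F)=0$, so $H=0$ and $t=0$, a contradiction.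
\end{proof}

Without the quotient by the stabilizer the lemma fails: for $V=\mathcal Q$ of positive relative dimension no point has the stated property.

\begin{lemma}\label{lem:mult}
Let $A$ be an abelian variety over an algebraically closed field of characteristic zero, $X\subset A$ closed, and $b\ge2$ an integer with $[b]X=X$. Then $[b]$ permutes the irreducible components of $X$, and each of them is a translate of an abelian subvariety by a torsion point.
\end{lemma}

\begin{proof}
Let $X_1,\dots,X_m$ be the components. Since $X=\bigcup_l[b]X_l$, each $X_i$ lies in some $[b]X_{l(i)}$, which is closed, irreducible and contained in $X$; so $X_i=[b]X_{l(i)}$. The map $i\mapsto l(i)$ is injective, hence bijective. Replacing $b$ by a power and $X$ by a component, we may assume $X$ irreducible. Let $d=\dim X$, $g'=\dim A$, $G=\operatorname{Stab}(X)$ and $n=b^k$.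

We have $[n]^{-1}X=X+A[n]$: if $ny\in X=[n]X$, then $ny=nx$ with $x\in X$. This is a union of $n^{2g'}/\#(G\cap A[n])$ distinct translates of $X$, all of the same degree with respect to a symmetric ample line bundle $\mathcal L$. Now $[n]^*\mathcal L$ is numerically equivalent to $\mathcal L^{\otimes n^2}$, and $[n]^{-1}X\to X$ is \'etale of degree $n^{2g'}$. The projection formula gives
\[
n^{2d}\,\frac{n^{2g'}}{\#(G\cap A[n])}\deg_{\mathcal L}X=\deg_{[n]^*\mathcal L}([n]^{-1}X)=n^{2g'}\deg_{\mathcal L}X .
\]
So $\#(G\cap A[n])=n^{2d}$. Each component of $G$ contains at most $n^{2\dim G}$ points killed by $n$, so $k\to\infty$ gives $\dim G\ge d$. For $x\in X$ we have $x+G^0\subset X$, hence $X=x+G^0$. From $[b]X=X$ we get $(b-1)x\in G^0$. Choose $a\in G^0$ with $(b-1)a=(b-1)x$; then $x-a$ is torsion and $X=(x-a)+G^0$.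
\end{proof}

\section{Homotheties and descent to a rational point}\label{sec:galois}

\subsection{A specialization that preserves the endomorphism rank}\label{sub:special}

Theorems~\ref{thm:Serre} and~\ref{thm:GR} concern number fields. To use them we spread $A_0$ out and choose a closed fiber. For Theorem~\ref{thm:Serre} any closed fiber would do. For Theorem~\ref{thm:GR} an isogeny of the special fiber has to be lifted, and this requires that the special fiber have no new endomorphisms.

Let $\mathcal T$ be a smooth integral affine variety over $\mathbb Q$ with function field $K$ over which $A_0$ extends to a projective abelian scheme $\mathfrak a$. For a closed point $\mathfrak p\in\mathcal T$ the residue field $k(\mathfrak p)$ is a number field; we write $\mathfrak a_{\bar{\mathfrak p}}$ for the geometric fiber. The action of $\operatorname{Gal}(\bar K/K)$ on $\widehat T(A_0)$ factors through its quotient $\pi_1(\mathcal T)$, because the $\mathfrak a[n]$ are finite \'etale. After the choice of a path, $\widehat T(\mathfrak a_{\bar{\mathfrak p}})$ is identified with $\widehat T(A_0)$, and $\operatorname{Gal}(\overline{k(\mathfrak p)}/k(\mathfrak p))$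 acts through a homomorphism to $\pi_1(\mathcal T)$.

\begin{lemma}[cf.\ {\cite[Prop.~1.3]{Noot}}, \cite{Masser}]\label{lem:special}
After shrinking $\mathcal T$, there is a closed point $\mathfrak p\in\mathcal T$ with $\operatorname{rk}\operatorname{End}(\mathfrak a_{\bar{\mathfrak p}})=\operatorname{rk}R$.
\end{lemma}

\begin{proof}
Fix a prime $\ell$ and let $G_\ell\subset\operatorname{GL}(T_\ell A_0)$ be the image of $\operatorname{Gal}(\bar K/K)$, a compact $\ell$-adic Lie group. We first recall an argument of Serre. Let $G'\subset G_\ell$ be an open normal pro-$\ell$ subgroup and $\Phi$ its Frattini subgroup, the intersection of its maximal open subgroups. Since $G'$ is topologically finitely generated, $\Phi$ is open; it is characteristic in $G'$, hence normal in $G_\ell$. If a closed subgroup $G''\subset G_\ell$ satisfies $G''\Phi=G_\ell$, then $(G''\cap G')\Phi=G'$, so $G''\cap G'$ lies in no maximal open subgroup of $G'$ and equals $G'$. Then $G''\supset\Phi$ and $G''=G_\ell$.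

Let $\mathcal T'\to\mathcal T$ be the connected \'etale Galois cover with group $G_\ell/\Phi$. After shrinking, $\mathcal T$ is finite \'etale over a non-empty open subset of an affine space $\mathbb A^n_{\mathbb Q}$. By Hilbert's irreducibility theorem some rational point of this open set has a fiber in $\mathcal T'$ that consists of one closed point. Let $\mathfrak p$ be the image of that point in $\mathcal T$. Then $\operatorname{Gal}(\overline{k(\mathfrak p)}/k(\mathfrak p))$ acts transitively on the geometric fiber of $\mathcal T'\to\mathcal T$ over $\mathfrak p$, so it maps onto $G_\ell/\Phi$, hence onto $G_\ell$.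

Let $U\subset G_\ell$ be the subgroup of elements commuting with $\operatorname{End}(\mathfrak a_{\bar{\mathfrak p}})\subset\operatorname{End}(T_\ell)$. It is open, as all endomorphisms are defined over a finite extension of $k(\mathfrak p)$. Over the finite extension of $k(\mathfrak p)$ belonging to $U$ all endomorphisms of $\mathfrak a_{\bar{\mathfrak p}}$ are defined, and over the finite extension of $K$ belonging to $U$ all elements of $R$ are defined. By Theorem~\ref{thm:Fa}, both $\operatorname{End}(\mathfrak a_{\bar{\mathfrak p}})\otimes\mathbb Z_\ell$ and $R\otimes\mathbb Z_\ell$ equal the commutant of $U$.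
\end{proof}

We fix $\mathcal T,\mathfrak a,\mathfrak p$, and we let $c_0$ be as in Theorem~\ref{thm:Serre} for $\mathfrak a_{\mathfrak p}$. Put
\[
G_{\mathrm{hom}}=\{\sigma\in\operatorname{Gal}(\bar K/K):\sigma\text{ acts on }\widehat T(A_0)\text{ as a homothety }a_\sigma\in\widehat{\mathbb Z}^*\}.
\]
This is a normal subgroup, $a\colon\sigma\mapsto a_\sigma$ is a homomorphism, and $a(G_{\mathrm{hom}})\supset(\widehat{\mathbb Z}^*)^{c_0}$, because the image of $\operatorname{Gal}(\bar K/K)$ in $\operatorname{Aut}\widehat T(A_0)$ contains that of $\operatorname{Gal}(\overline{k(\mathfrak p)}/k(\mathfrak p))$.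

\subsection{Homotheties kill torsion points}

For $c\ge1$ put $e(c)=(2^c-1)(3^c-1)$, and define $w=w(c)\in(\widehat{\mathbb Z}^*)^c$ and $w'=w'(c)\in\widehat{\mathbb Z}$ by
\[
w_2=3^c,\quad w'_2=2^c-1,\qquad w_\ell=2^c,\quad w'_\ell=3^c-1\quad(\ell\ne2).
\]
Comparing components gives
\begin{equation}\label{eq:w}
e(c)=w'(w-1).
\end{equation}

\begin{lemma}\label{lem:kill}
Let $U\subset G_{\mathrm{hom}}$ be a subgroup of index at most $n$. Then $a(U)\supset(\widehat{\mathbb Z}^*)^{c_0\,n!}$. If $U$ acts on the torsion points of an abelian variety through $a$, then every torsion point fixed by $U$ is killed by $e(c_0\,n!)$.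
\end{lemma}

\begin{proof}
The group $a(U)$ has index at most $n$ in the abelian group $a(G_{\mathrm{hom}})$, so it contains all $n!$-th powers of elements of $a(G_{\mathrm{hom}})$. A fixed torsion point is killed by $w(c_0\,n!)-1$, hence by $e(c_0\,n!)$ by \eqref{eq:w}.
\end{proof}

\subsection{The stabilizer of an isogeny}

For $s\in\Sigma$ and an isogeny $\varphi\colon A_0\to\mathcal X_s$ put $G_\varphi=\{\sigma\in G_{\mathrm{hom}}:\sigma s=s,\ \varphi^\sigma=\varphi\}$. Adjoints $\psi^\dagger$ are taken with respect to $\lambda_0$ and the $\lambda_s$. These polarizations and the elements of $R$ are defined over $K$, so for $\psi\in\operatorname{Hom}(A_0,\mathcal X_s)$ and $\sigma\in\operatorname{Gal}(\bar K/K)$,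
\begin{equation}\label{eq:dagger}
(\psi^\sigma)^\dagger\psi^\sigma=(\psi^\dagger\psi)^\sigma=\psi^\dagger\psi .
\end{equation}

\begin{lemma}\label{lem:Gphi}
\begin{enumerate}
\item[(a)] There is $n_0$, independent of $s$ and $\varphi$, with $[G_{\mathrm{hom}}:G_\varphi]\le n_0$.
\item[(b)] Every $\sigma\in G_\varphi$ acts on $(\mathcal X_s)_{\mathrm{tors}}$ and $(\mathcal Q_s)_{\mathrm{tors}}$ as $a_\sigma$, and it fixes $\hat\varphi$ and every $\psi\in\operatorname{Hom}(A_0,\mathcal Q_s)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\sigma\in G_{\mathrm{hom}}$. Homotheties preserve finite subgroups, so $\ker\varphi^\sigma=\sigma(\ker\varphi)=\ker\varphi$, and $\varphi^\sigma=\iota\varphi$ with an isomorphism $\iota\colon\mathcal X_s\to\mathcal X_{\sigma s}$. By \eqref{eq:dagger}, $\varphi^\dagger\iota^\dagger\iota\varphi=\varphi^\dagger\varphi$. As $\varphi$ and $\varphi^\dagger$ are isogenies, $\iota^\dagger\iota=1$, so $\iota$ respects the polarizations. The number of $s'\in S$ with $(\mathcal X_{s'},\lambda_{s'})\cong(\mathcal X_s,\lambda_s)$ is at most $\deg(S\to S_1)\cdot\#\operatorname{GL}_{2g}(\mathbb Z/\nu\mathbb Z)$,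 since such $s'$ differ in $Y$ only by the level structure. For given $s'$ there are at most $\#\operatorname{GL}_{2g}(\mathbb Z/3\mathbb Z)$ such isomorphisms $\iota$, by (A5). So the orbit of $(s,\varphi)$ under $G_{\mathrm{hom}}$ has bounded size.

(b) A torsion point of $\mathcal X_s$ has the form $\varphi(t)$ with $t$ torsion, and $\sigma\varphi(t)=\varphi(\sigma t)=a_\sigma\varphi(t)$. The map $\widehat T(\mathcal Q_s)\to\widehat T(\mathcal X_s)$ induced by $j$ is equivariant, and injective because $j_s$ has finite kernel. So $\sigma$ acts as $a_\sigma$ on $\widehat T(\mathcal Q_s)$, hence on $(\mathcal Q_s)_{\mathrm{tors}}$. The isogeny $\hat\varphi$ is determined by $\varphi$. Finally $\hat\varphi j\psi\in R$ is fixed by $\sigma$, so $\hat\varphi j(\psi^\sigma-\psi)=0$. The image of $\psi^\sigma-\psi$ is connected and lies in the finite kernel of $\hat\varphi j_s$, so $\psi^\sigma=\psi$.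
\end{proof}

\subsection{A bounded multiple of $p$ is fixed by $G_\varphi$}

In Section~\ref{sec:example} the group $G_\varphi$ fixed $p$ because the fiber of the subvariety was a point. Now $\sigma\in G_\varphi$ moves $p$ by a torsion point of unknown order, and all we know is that $\sigma p$ stays in $V_s$. The displacement is a cocycle. We show that up to bounded error it has the form $u\mapsto(u-1)t$ for one torsion point $t$, and then bound the order of $t$ by finding subgroups to which Lemma~\ref{lem:Z} applies.

\begin{proposition}\label{prop:fixed}
There is $n_1\ge1$ such that for all $s\in\Sigma$, all $p\in V_s\cap\Gamma_{\mathcal Q_s}$ with $p\notin Z$, and all isogenies $\varphi\colon A_0\to\mathcal X_s$, the point $n_1p$ is fixed by $G_\varphi$.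
\end{proposition}

\begin{proof}
Let $Np=\sum\psi_i(\gamma_i)$. For $\sigma\in G_\varphi$ we have $\sigma(Np)=Np$ by Lemma~\ref{lem:Gphi}(b), so $\partial(\sigma)=\sigma p-p$ is torsion. We have $p+\partial(\sigma)=\sigma p\in V_s$, and $\partial(\sigma\sigma')=\sigma(p+\partial(\sigma'))-p=\partial(\sigma)+a_\sigma\partial(\sigma')$.

\medskip\noindent\emph{Step 1: $\partial$ depends only on $a_\sigma$.} On the kernel of $a$ in $G_\varphi$ the map $\partial$ is a homomorphism, and its image $H$ satisfies $p+H\subset V_s$. So $H=0$ by Lemma~\ref{lem:Z}, and $\partial(\sigma\sigma')=\partial(\sigma)$ whenever $a_{\sigma'}=1$. Thus $\partial$ is a map on $\mathfrak u=a(G_\varphi)$ with $\partial(uv)=\partial(u)+u\partial(v)$. By Lemmas~\ref{lem:kill} and~\ref{lem:Gphi}, $\mathfrak u\supset(\widehat{\mathbb Z}^*)^{c_1}$ with $c_1=c_0\,n_0!$. From $\partial(uv)=\partial(vu)$ we get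
\[
(u-1)\partial(v)=(v-1)\partial(u)\qquad(u,v\in\mathfrak u).
\]

\noindent\emph{Step 2: $\partial$ is a coboundary on a large subgroup.} Let $w=w(c_1)\in\mathfrak u$, $w'=w'(c_1)$ and $e_1=e(c_1)$. Then $e_1\partial(v)=w'(w-1)\partial(v)=(v-1)w'\partial(w)$ for $v\in\mathfrak u$. Choose a torsion point $t\in\mathcal Q_s$ with $e_1t=w'\partial(w)$, and put $\partial'(v)=\partial(v)-(v-1)t$. Then $e_1\partial'(v)=0$, and $\partial'$ satisfies the cocycle identity since $(uv-1)t=(u-1)t+u(v-1)t$. Elements $u\equiv1\pmod{e_1}$ act trivially on $\mathcal Q_s[e_1]$, so on the group of $v\in\mathfrak u$ with $v\equiv1\pmod{e_1}$ the map $\partial'$ is a homomorphism, and $\partial'(v^{e_1})=e_1\partial'(v)=0$. Let $c_1'=c_1\cdot\#(\mathbb Z/e_1\mathbb Z)^*$ and $c_2=c_1'e_1$. All $c_1'$-th powers lie in $\mathfrak u$ and are congruent to $1$ modulo $e_1$, so $\partial'$ vanishes on $(\widehat{\mathbb Z}^*)^{c_2}$. Hence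
\begin{equation}\label{eq:cobound}
p+(u-1)t\in V_s\qquad\text{for all }u\in(\widehat{\mathbb Z}^*)^{c_2}.
\end{equation}
Write $t=t_2+t_{\mathrm{odd}}$ with $t_2$ of $2$-power order and $t_{\mathrm{odd}}$ of odd order.

\medskip\noindent\emph{Step 3: the $2$-part.} The group $(\mathbb Z_2^*)^{c_2}$ is open, so it contains $1+2^h\mathbb Z_2$ for some $h\ge1$ depending only on $c_2$. Taking $u_2=1+2^hk$ with $k\in\mathbb Z$ and $u_\ell=1$ for $\ell\ne2$ in \eqref{eq:cobound} gives $p+\mathbb Z\,2^ht_2\subset V_s$. So $2^ht_2=0$ by Lemma~\ref{lem:Z}.

\medskip\noindent\emph{Step 4: the odd part.} The argument of Step 3 at a prime $\ell$ bounds only the power of $\ell$ in the order of $t$, not the set of primes that occur. We use instead one integer that is a unit at all odd primes. Let $b=2^{c_2}$. Taking $u_2=1$ and $u_\ell=b^k$ for $\ell\ne2$ gives $p+(b^k-1)t_{\mathrm{odd}}\in V_s$ for all $k\ge0$. With $x=p-t_{\mathrm{odd}}$ this says that the orbit of $t_{\mathrm{odd}}$ under $[b]$ stays in $V_s-x$. To obtain a uniform bound we treat all pairs $(x,t')$ at once. On $\mathcal Q\times_S\mathcal Q$ consider the finite morphism $\Psi(x,t')=(x,bt')$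 and the closed sets
\[
\Omega=\{(x,t'):x+b^kt'\in V\text{ for all }k\ge0\},\qquad\Omega_\infty=\bigcap_{k\ge0}\Psi^k(\Omega),
\]
which depend only on $V$ and $b$. As $\Psi(\Omega)\subset\Omega$, the closed sets $\Psi^k(\Omega)$ form a descending chain, which stabilizes; so $\Psi(\Omega_\infty)=\Omega_\infty$. The number of irreducible components of the geometric fibers of a morphism of finite type of noetherian schemes is bounded; let $m_0$ be such a bound for $\Omega_\infty\to\mathcal Q$, $(x,t')\mapsto x$.

Our point $(x,t_{\mathrm{odd}})$ lies in $\Omega$, and it is periodic under $\Psi$ because $b$ is prime to the order of $t_{\mathrm{odd}}$; so it lies in $\Omega_\infty$. The fiber $X=\{t'\in\mathcal Q_s:(x,t')\in\Omega_\infty\}$ satisfies $[b]X=X$ and $x+X\subset V_s$. By Lemma~\ref{lem:mult} a component of $X$ through $t_{\mathrm{odd}}$ has the form $t_{\mathrm{odd}}+D$ with $D$ an abelian subvariety. Then $p+D=x+t_{\mathrm{odd}}+D\subset V_s$, so $D=0$ by Lemma~\ref{lem:Z}. Thus $\{t_{\mathrm{odd}}\}$ is a component of $X$. Since $[b]$ permutes the at most $m_0$ components, $b^kt_{\mathrm{odd}}=t_{\mathrm{odd}}$ for some $1\le k\le m_0$.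 So $m_*=\prod_{k=1}^{m_0}(b^k-1)$ kills $t_{\mathrm{odd}}$.

\medskip
The integer $n_1=e_12^hm_*$ is independent of $s,p,\varphi$, and it kills $\partial(v)=\partial'(v)+(v-1)t$ for all $v\in\mathfrak u$.
\end{proof}

The condition $p\notin Z$ cannot be replaced by nothing: if $p$ is a torsion point and $n_1p$ is fixed by $G_\varphi$, then $e(c_1)n_1p=0$ by Lemma~\ref{lem:kill}, so the conclusion fails for torsion points of large order, which exist in $V$ if for instance $V=\mathcal Q\neq S$.

\subsection{The rational point}

\begin{proposition}\label{prop:rational}
There is $n_2\ge1$ such that for $s,p,\varphi$ as in Proposition~\ref{prop:fixed} and $n_\varphi=n_2\deg\varphi$ there is $q\in A_0(K)$ with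
\[
n_\varphi\,j(\sigma p)=\varphi^\sigma(q)\qquad\text{for all }\sigma\in\operatorname{Gal}(\bar K/K).
\]
\end{proposition}

\begin{proof}
The point $x=\hat\varphi(j(n_1p))\in A_0$ is fixed by $G_\varphi$. If $Np=\sum\psi_i(\gamma_i)$, then $Nx=n_1\sum\hat\varphi j\psi_i(\gamma_i)\in A_0(K)$, as $\hat\varphi j\psi_i\in R$. So $\sigma x-x$ is torsion for every $\sigma\in\operatorname{Gal}(\bar K/K)$. Since $G_{\mathrm{hom}}$ is normal, $G_\varphi\cap\sigma G_\varphi\sigma^{-1}$ is a subgroup of $G_{\mathrm{hom}}$ of index at most $n_0^2$. It fixes $x$ and $\sigma x$. By Lemma~\ref{lem:kill}, $e_2(\sigma x-x)=0$ with $e_2=e(c_0\,(n_0^2)!)$. So $q=e_2x\in A_0(K)$ and $\varphi(q)=e_2n_1\deg(\varphi)\,j(p)$. Put $n_2=e_2n_1$ and apply $\sigma$.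
\end{proof}

\section{Small isogenies and their matrices}\label{sec:isog}

For $s\in\Sigma$ let $\Delta_s=[K(s):K]$. In this section and the next, $C,c,\kappa>0$ denote constants independent of $s$ and of the isogeny considered; they may change from line to line. An isogeny of small degree can have a large matrix, since it can be composed with automorphisms of $A_0$ of infinite order. So we measure homomorphisms by a norm. For $\psi,\psi'\in\operatorname{Hom}(A_0,\mathcal X_s)$ put
\[
\langle\psi,\psi'\rangle=\operatorname{tr}\big(\psi^\dagger\psi'\mid H_1(A_0(\mathbb C),\mathbb Z)\big)\in\mathbb Z,\qquad|\psi|^2=\langle\psi,\psi\rangle .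
\]
By definition $\psi^\dagger$ is adjoint to $\psi$ for the Riemann forms. Both maps are complex linear, so they are also adjoint for the positive definite forms \eqref{eq:metric}. Hence $\langle\,,\rangle$ is a positive definite symmetric form, $|\psi|=|\psi^\dagger|$ is the Hilbert--Schmidt norm, $|\psi|\ge1$ for $\psi\ne0$, and $|\psi|$ bounds the operator norms of $\psi$ and $\psi^\dagger$. By \eqref{eq:dagger}, $|\psi^\sigma|=|\psi|$ for all $\sigma\in\operatorname{Gal}(\bar K/K)$.

\begin{proposition}\label{prop:small}
For every $s\in\Sigma$ there is an isogeny $\varphi\colon A_0\to\mathcal X_s$ with $|\varphi|\le C\Delta_s^\kappa$. Every isogeny $\varphi\colon A_0\to\mathcal X_s$ satisfies $\deg\varphi\le|\varphi|^{2g}$.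
\end{proposition}

\begin{proof}
\emph{Step 1: specialization.} Let $L=K(s)(A_0[3],\mathcal X_s[3])$. Then $[L:K]\le C\Delta_s$, and all elements of $\operatorname{Hom}(A_0,\mathcal X_s)$ are defined over $L$ by (A5). Let $\mathcal T_L$ be the normalization of $\mathcal T$ in $L$ and $\mathfrak p'\in\mathcal T_L$ a point over $\mathfrak p$. As $\mathcal T$ is normal, the characteristic polynomial over $K$ of a regular function on $\mathcal T_L$ has coefficients regular on $\mathcal T$. So every element of $k(\mathfrak p')$ is a root of a monic polynomial of degree $[L:K]$ over $k(\mathfrak p)$, and $[k(\mathfrak p'):k(\mathfrak p)]\le[L:K]$ by the primitive element theorem.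

The kernel of an isogeny $A_0\to\mathcal X_s$ is a $\operatorname{Gal}(\bar L/L)$-stable subgroup of some $A_0[n]$. The Galois action on $A_0[n]$ factors through the quotient $\pi_1(\mathcal T_L)$, so the kernel extends to a finite \'etale subgroup scheme of $\mathfrak a_L=\mathfrak a\times_{\mathcal T}\mathcal T_L$. The quotient $\mathfrak b$ is an abelian scheme over $\mathcal T_L$ with generic fiber $\mathcal X_s$, and $\mathfrak b_{\mathfrak p'}$ is isogenous to $\mathfrak a_{\mathfrak p}$ over $k(\mathfrak p')$. The stable Faltings height of $\mathfrak a_{\mathfrak p}$ is fixed, so Theorem~\ref{thm:GR} gives an isogeny $\mathfrak a_{\mathfrak p}\to\mathfrak b_{\mathfrak p'}$ over $k(\mathfrak p')$ of degree $d\le C\Delta_s^\kappa$.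

\medskip\noindent\emph{Step 2: lifting.} By (A3), $\operatorname{Hom}(A_0,\mathcal X_s)=\operatorname{Hom}(\mathfrak a_L,\mathfrak b)$, and specialization $\operatorname{Hom}(\mathfrak a_L,\mathfrak b)\to\operatorname{Hom}(\mathfrak a_{\bar{\mathfrak p}},\mathfrak b_{\bar{\mathfrak p}'})$ is injective. Its cokernel is torsion free: if the specialization of $\psi$ is $n$ times a homomorphism, then $\psi\colon\mathfrak a_L[n]\to\mathfrak b[n]$ vanishes on one geometric fiber, hence vanishes, and $\psi=n\psi'$. The two groups have ranks $\operatorname{rk}R$ and $\operatorname{rk}\operatorname{End}(\mathfrak a_{\bar{\mathfrak p}})$, which agree by Lemma~\ref{lem:special}. So specialization is bijective, and the isogeny of Step 1 lifts to some $\varphi_1\colon A_0\to\mathcal X_s$. By (A3), for every $n$ the kernel of $\varphi_1$ on the $n$-torsion has the same order on the generic and on the special fiber. So $\varphi_1$ is an isogeny of degree $d$.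

\medskip\noindent\emph{Step 3: from the degree to the norm.} Let $\mu=\varphi_1^\dagger\varphi_1\in R$, of degree $d^2$, and $\rho=\operatorname{rk}R$. The sublattice $\varphi_1R$ has finite index in $\operatorname{Hom}(A_0,\mathcal X_s)$, since $d\psi=\varphi_1\hat\varphi_1\psi$. On it the form is $\langle\varphi_1r,\varphi_1r'\rangle=\operatorname{tr}(r^\dagger\mu r')$, so its Gram determinant is that of the fixed lattice $R$ with the form $\operatorname{tr}(r^\dagger r')$, multiplied by $[R:\mu R]$. As $d^2=\mu\hat\mu$, we have $d^2R\subset\mu R$ and $[R:\mu R]\le d^{2\rho}$. The Gram determinant of the larger lattice $\operatorname{Hom}(A_0,\mathcal X_s)$ is therefore at most $Cd^{2\rho}$. By Minkowski's second theorem there are linearly independent $\psi_1,\dots,\psi_\rho$ with $\prod|\psi_i|\le Cd^\rho$, and $|\psi_i|\le Cd^\rho$ since all factors are at least $1$. The determinant of $\sum m_i\psi_i$ on $H_1$ is a polynomial of degree $2g$ in the $m_i$, and it is not zero because $\varphi_1$ is a rational combination of the $\psi_i$. So it does not vanish at some point of $\{0,\dots,2g\}^\rho$, and the corresponding $\varphi=\sum m_i\psi_i$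 is an isogeny with $|\varphi|\le Cd^\rho$.

For the last assertion, the $2g$ eigenvalues of $\varphi^\dagger\varphi$ on $H_1$ are positive with sum $|\varphi|^2$, so $(\deg\varphi)^2=\det(\varphi^\dagger\varphi)\le(|\varphi|^2/2g)^{2g}$.
\end{proof}

Write $(A_0,\lambda_0)$ as $\mathbb C^g/(\mathbb Z^g+\tau_0\mathbb Z^g)$ with $\tau_0\in\mathbb H_g$ fixed. Let $s\in\Sigma$ and let $\tau\in\mathfrak F$ lie over the image of $s$ in $Y$. In real coordinates an isogeny $\varphi\colon A_0\to\mathcal X_s$ is $x\mapsto Mx$ with an integral matrix $M$ of non-zero determinant. Complex linearity means $M\mathcal L_{\tau_0}=\mathcal L_\tau$, so $M$ determines $\tau$: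
\begin{equation}\label{eq:tauM}
\tau=\tau(M):=(M_1\tau_0+M_2)(M_3\tau_0+M_4)^{-1},\qquad M=\begin{pmatrix}M_1&M_2\\M_3&M_4\end{pmatrix},
\end{equation}
where $M_3\tau_0+M_4$ is invertible. We write $\|\cdot\|$ for Euclidean norms of vectors and matrices.

\begin{lemma}\label{lem:matrix}
We have $\|M\|\le C|\varphi|^2$. For every $\Delta_0$ only finitely many $s\in\Sigma$ have $\Delta_s\le\Delta_0$.
\end{lemma}

\begin{proof}
If $\tau\in\eta_l\mathfrak F_0$, then $\eta_l^{-1}$ induces an isomorphism of polarized abelian varieties that replaces $(\tau,M)$ by $(\eta_l^{-1}\tau,\eta_l^{-1}M)$. So we may assume $\tau\in\mathfrak F_0$. We first show that $\tau$ is not too close to the cusp. For $0\ne v\in\mathbb Z^{2g}$ the vector $\varphi^\dagger v$ is integral and non-zero, so $c\le h_{\tau_0}(\varphi^\dagger v)\le|\varphi|^2h_\tau(v)$. For the $g$-th basis vector $v$, \eqref{eq:metric} gives $h_\tau(v)=((\tau'')^{-1})_{gg}\le C/\tau''_{gg}$ by Minkowski reduction. Hence $\|\tau''\|\le C\tau''_{gg}\le C|\varphi|^2$. In \eqref{eq:metric} the first summand is at least $\|x_1-\tau'x_2\|^2/\|\tau''\|$ and the second at least $c\|x_2\|^2$, while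 $\|x\|^2\le C(\|x_1-\tau'x_2\|^2+\|x_2\|^2)$ as $\tau'$ is bounded. So $\|x\|^2\le C|\varphi|^2h_\tau(x)$. With the standard basis $v_1,\dots,v_{2g}$,
\[
\|M\|^2=\sum_i\|Mv_i\|^2\le C|\varphi|^2\sum_ih_\tau(Mv_i)\le C|\varphi|^4\sum_ih_{\tau_0}(v_i)\le C|\varphi|^4 .
\]
If $\Delta_s\le\Delta_0$, Proposition~\ref{prop:small} allows us to choose $M$ in a finite set. Then $\tau=\tau(M)$ lies in a finite set, and so does $s$, because $S\to Y$ has finite fibers.
\end{proof}

The last assertion fails for a constant family over a curve with infinitely many $K$-points.

\section{Counting and the Ax--Lindemann theorem}\label{sec:count}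

Let $\mathcal W$ be the Zariski closure of $f(V)$ in $\mathfrak X_{\mathbb C}$, and $\widetilde{\mathcal W}=\operatorname{unif}^{-1}(\mathcal W)$, a closed analytic subset of $X^+$. The variety $\mathcal W$ is irreducible, and $\mathcal W\cap\mathfrak X_{S_1}=f(V)$ because $f(V)$ is closed in $\mathfrak X_{S_1}$.

For an integer $\Delta_0$, to be fixed below, let $\Theta$ be the set of $p\in V$ over some $s\in\Sigma$ with
\[
p\in\Gamma_{\mathcal Q_s},\qquad f(p)\notin f(Z),\qquad\Delta_s\ge\Delta_0 .
\]
We exclude $f^{-1}(f(Z))$ and not only $Z$, because after the passage to $\mathfrak X$ points of $V$ are known only through their images. As $f$ is finite, $f(Z)$ is closed of dimension less than $\dim f(V)$, so $V\cap f^{-1}(f(Z))$ is a proper closed subset of $V$. By Lemma~\ref{lem:matrix} the last condition removes finitely many fibers. So $\Theta$ is dense in $V$.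

\begin{lemma}\label{lem:complexify}
Let $\vartheta\colon[0,1]\to X^+$ be continuous, semialgebraic, not constant, and real analytic on $(0,1)$, with image in a closed analytic subset $\mathcal E\subset X^+$. Then there is a one-dimensional irreducible algebraic subset $\tilde C$ of $X^+$ with $\vartheta([0,1])\subset\tilde C\subset\mathcal E$.
\end{lemma}

\begin{proof}
The coordinates of $\vartheta$ in the chart $\operatorname{Sym}_g(\mathbb C)\times\mathbb C^g$ are complex-valued analytic functions on $(0,1)$ with semialgebraic real and imaginary parts. They lie in the integral domain of analytic functions on $(0,1)$ and are algebraic over $\mathbb C(t)$, and they are not all constant. So the polynomials vanishing on $\vartheta((0,1))$ form a prime ideal that defines an irreducible algebraic curve $C$. The analytic set $C\cap X^+$ has countably many irreducible components, each closed and one-dimensional. By Baire's theorem, for one of them, $\tilde C$, the closed set $I=\{t\in(0,1):\vartheta(t)\in\tilde C\}$ has non-empty interior. The interior of $I$ is closed in $(0,1)$: near a limit point $t_0$, local equations of $\tilde C$ at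 $\vartheta(t_0)$ pull back to analytic functions that vanish on an open set accumulating at $t_0$, hence near $t_0$. So $I=(0,1)$, and $\vartheta([0,1])\subset\tilde C$ as $\tilde C$ is closed in $X^+$. The analytic subset $\tilde C\cap\mathcal E$ of $\tilde C$ contains the uncountable set $\vartheta([0,1])$, whereas a proper analytic subset of an irreducible one-dimensional analytic set is discrete. So $\tilde C\subset\mathcal E$.
\end{proof}

\begin{proposition}\label{prop:W}
If $\Delta_0$ is large enough, then for every $p\in\Theta$ there are $\sigma\in\operatorname{Gal}(\bar K/K)$, an irreducible algebraic subset $\tilde Z$ of $X^+$ and a point $(\tau_*,x_*)\in\tilde Z$ with $\operatorname{unif}(\tau_*,x_*)=f(\sigma p)$, such that $W=\operatorname{unif}(\tilde Z)$ is a closed irreducible algebraic subvariety of $\mathcal W$ with $\dim W\ge1$ and $\tilde Z$ is an irreducible component of $\operatorname{unif}^{-1}(W)$.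
\end{proposition}

\begin{proof}
For $y\in[0,1]^{2g}$ let $\mathcal Z_y$ be the set of $(M,n,k;\tau,x)$ with $M\in\operatorname{GL}_{2g}(\mathbb R)$, $n>0$, $k\in\mathbb R^{2g}$, $\tau\in\mathfrak F$, $x\in[0,1)^{2g}$ such that
\[
\det(M_3\tau_0+M_4)\ne0,\qquad\tau=\tau(M),\qquad nx=My-k,\qquad\operatorname{unif}(\tau,x)\in\mathcal W .
\]
By Theorem~\ref{thm:PS} this is a definable family. Let $\pi_1=(M,n,k)$ and $\pi_2=(\tau,x)$.

Let $p\in\Theta$ lie over $s$ and put $\Delta=\Delta_s$. Choose $\varphi$ as in Proposition~\ref{prop:small} and $q\in A_0(K)$ as in Proposition~\ref{prop:rational}, and let $\tilde q\in[0,1)^{2g}$ be the real coordinates of $q$. Choose $\sigma_1,\dots,\sigma_\Delta\in\operatorname{Gal}(\bar K/K)$ such that the points $\sigma_is$ are distinct. Choose $(\tau_i,x_i)\in\mathfrak F\times[0,1)^{2g}$ with $\operatorname{unif}(\tau_i,x_i)=f(\sigma_ip)\in\mathcal W$, and let $M_i$ be the matrix of $\varphi^{\sigma_i}\colon A_0\to\mathcal X_{\sigma_is}$ with respect to $\tau_i$. The relation $n_\varphi j(\sigma_ip)=\varphi^{\sigma_i}(q)$ reads $n_\varphi x_i=M_i\tilde q-k_i$ with $k_i\in\mathbb Z^{2g}$. So the points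 $(M_i,n_\varphi,k_i;\tau_i,x_i)$ all lie in the one fiber $\mathcal Z_{\tilde q}$; here the rationality of $q$ is used. We have $\|M_i\|\le C|\varphi^{\sigma_i}|^2=C|\varphi|^2$ by Lemma~\ref{lem:matrix}, $n_\varphi\le n_2|\varphi|^{2g}$, and $\|k_i\|\le C(\|M_i\|+n_\varphi)$. These data are integral, so their height is at most $H=C\Delta^\kappa$. The points $\sigma_ip$ are distinct, so at least $\Delta/m_f$ of the $(\tau_i,x_i)$ are distinct.

Apply Theorem~\ref{thm:HP} with $\varepsilon=1/(2\kappa)$. Its constant does not depend on the parameter $\tilde q$, so no information on the height of $q$ is needed, and $\Delta/m_f>cH^\varepsilon$ holds as soon as $\Delta\ge\Delta_0$ with $\Delta_0$ independent of $p$. We obtain a path $\theta$ in $\mathcal Z_{\tilde q}$. On $\mathcal Z_{\tilde q}$ we have $\pi_2=(\tau(M),(M\tilde q-k)/n)$, a semialgebraic and real analytic function of $\pi_1$. So $\vartheta=\pi_2\circ\theta$ satisfies the hypotheses of Lemma~\ref{lem:complexify} with $\mathcal E=\widetilde{\mathcal W}$, and $\vartheta(0)=(\tau_i,x_i)$ for some $i$. Put $\sigma=\sigma_i$ and $(\tau_*,x_*)=(\tau_i,x_i)$.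

Among the irreducible algebraic subsets of $X^+$ that contain $\tilde C$ and lie in $\widetilde{\mathcal W}$ choose $\tilde Z$ of largest dimension; it is maximal. By Theorem~\ref{thm:Gao}, $W=\operatorname{unif}(\tilde Z)$ is closed, irreducible and algebraic. We have $\operatorname{unif}^{-1}(W)=\bigcup_{\delta\in\Lambda}\delta\tilde Z$. Let $\tilde W$ be an irreducible component of this set containing $\tilde Z$. It is covered by the countably many closed analytic sets $\delta\tilde Z$, so by Baire's theorem one of them contains a non-empty open subset of $\tilde W$, hence $\tilde W$. Thus $\dim\tilde W\le\dim\tilde Z$ and $\tilde W=\tilde Z$. Finally $\dim W=\dim\tilde Z\ge1$.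
\end{proof}

\section{Monodromy}\label{sec:mono}

Fix $\Delta_0$ as in Proposition~\ref{prop:W}. Fix $p\in\Theta$ and $\sigma,\tilde Z,W,(\tau_*,x_*)$, put $p_1=f(\sigma p)\in W$, and let $y_1\in S_1$ be the point below $p_1$. As $f$ and $Z$ are defined over $K$, $p_1=\sigma f(p)\notin f(Z)$. So every point of $V$ over $p_1$ lies outside $Z$. Since $W\subset\mathcal W$ lies over the closure of $S_1$, in which $S_1$ is open, $W\cap\mathfrak X_{S_1}$ is a non-empty open, hence dense and irreducible, subset of $W$, and it is contained in $f(V)$.

The subvariety $W$ has an algebraic component of its preimage, and this component has a large discrete group of symmetries. Algebraicity allows us to pass to the Zariski closure of this group, and we read off the shape of $W$ from it.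

\subsection{The group $\mathbf N$}

Let $W^{\mathrm{sm}}$ be the smooth locus of $W$. As $\operatorname{unif}$ is a local isomorphism, $\operatorname{unif}^{-1}(W^{\mathrm{sm}})$ is the smooth locus of $\operatorname{unif}^{-1}(W)$, and its connected components are the intersections with the irreducible components of $\operatorname{unif}^{-1}(W)$. So $\tilde Z\cap\operatorname{unif}^{-1}(W^{\mathrm{sm}})\to W^{\mathrm{sm}}$ is a connected covering with group $\Lambda_W=\{\delta\in\Lambda:\delta\tilde Z=\tilde Z\}$. Let $W^\circ=W^{\mathrm{sm}}\cap\mathfrak X_{S_1}$ and $\tilde Z^\circ=\tilde Z\cap\operatorname{unif}^{-1}(W^\circ)$. Removing a proper analytic subset from a connected complex manifold leaves it connected, so $\tilde Z^\circ\to W^\circ$ is again a connected covering with group $\Lambda_W$, and $\Lambda_W$ is the image of $\pi_1(W^\circ)$ in $\Lambda$.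

Let $\mathbf N\subset\mathbf P$ be the Zariski closure of $\Lambda_W$ over $\mathbb Q$. The algebraic subgroup $\mathbf N\cap\mathbf V$ of a vector group in characteristic zero is a linear subspace.

\begin{lemma}\label{lem:NV}
We have $\mathbf N\cap\mathbf V=0$.
\end{lemma}

\begin{proof}
Put $\mathbf N_V=\mathbf N\cap\mathbf V$. We first show that $\mathbf N_V(\mathbb R)$ preserves $\tilde Z$. Let $\hat Z$ be the Zariski closure of $\tilde Z$ in $X^\vee$. If $\tilde Z$ is a component of $Z'\cap X^+$ with $Z'$ algebraic, then $\tilde Z\subset\hat Z\cap X^+\subset Z'\cap X^+$, so $\tilde Z$ is a component of $\hat Z\cap X^+$. The stabilizer of $\hat Z$ in $\mathbf P(\mathbb C)$ is an algebraic subgroup containing $\Lambda_W$, hence $\mathbf N(\mathbb C)$. So $\mathbf N_V(\mathbb R)$ permutes the components of $\hat Z\cap X^+$. These form a locally finite family. Take a point of $\tilde Z$ on no other component. Elements close to the identity map a small neighborhood of this point in $\tilde Z$ into $\tilde Z$, so they map the component $\tilde Z$ to itself; and they generate the connected group $\mathbf N_V(\mathbb R)$.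

Suppose $\mathbf N_V\ne0$. Let $H_0$ be the image of $\mathbf N_V(\mathbb R)$ in $\mathfrak X_{y_1}=\mathbb R^{2g}/\mathbb Z^{2g}$, an infinite connected subgroup. Since $(\tau_*,x_*+v)\in\tilde Z$ for $v\in\mathbf N_V(\mathbb R)$, we have $p_1+H_0\subset W$. The Zariski closure $H$ of $H_0$ is a connected algebraic subgroup of positive dimension, and $p_1+H\subset W\cap\mathfrak X_{y_1}\subset f(V)$. As $f$ is finite, some irreducible component $U$ of $V\cap f^{-1}(p_1+H)$ maps onto $p_1+H$, and $\dim U=\dim H$. It lies over the finite set of points of $S$ above $y_1$, hence in one fiber $\mathcal Q_{s'}$. Pick $p'\in U$ with $f(p')=p_1$. Then $U-p'$ is an irreducible closed subset, containing $0$, of the group $j_{s'}^{-1}(H)$, whose dimension is at most $\dim H$. So $U-p'=(j_{s'}^{-1}H)^0$ is a non-zero subgroup whose translate by $p'\notin Z$ lies in $V$. This contradicts Lemma~\ref{lem:Z}.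
\end{proof}

\begin{lemma}\label{lem:dominant}
The variety $W^\circ$ dominates $S_1$.
\end{lemma}

\begin{proof}
Otherwise, since $S_1$ is a curve, the irreducible variety $W^\circ$ maps to a point, and $W\subset\mathfrak X_{y_1}$. The connected set $\tilde Z$ lies over the discrete set $\operatorname{Sp}(\nu)\tau_*$, hence over $\tau_*$. As $\operatorname{Sp}(\nu)$ acts freely on $\mathbb H_g$, the group $\Lambda_W$ consists of translations, so $\Lambda_W\subset\mathbf N\cap\mathbf V=0$. The sets $k+\tilde Z$, $k\in\mathbb Z^{2g}$, are therefore pairwise distinct components of $\operatorname{unif}^{-1}(W)$, so only finitely many of them, say for $k_1,\dots,k_m$, meet the compact box $\{\tau_*\}\times[0,1]^{2g}$. Every point of $\tilde Z$ can be moved into the box by some $k$, which must be one of the $k_i$. So $\tilde Z$ is a bounded closed connected analytic subset of $\mathbb C^g$. By the maximum principle it is a point, contradicting $\dim W\ge1$.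
\end{proof}

\begin{lemma}\label{lem:v}
There are $v\in\mathbb Q^{2g}$ and a subgroup $\Lambda_1\subset\Lambda_W$ of finite index whose elements have the form $(\eta,v-\eta v)$.
\end{lemma}

\begin{proof}
The image of $\pi_1(W^\circ)\to\pi_1(S_1)$ has finite index. Indeed, by Lemma~\ref{lem:dominant} there is an irreducible locally closed curve in $W^\circ$ through two points with different images, and it dominates $S_1$. Shrink it to a smooth curve finite \'etale over a non-empty open $S_1'\subset S_1$. Its fundamental group has finite index in $\pi_1(S_1')$, which surjects onto $\pi_1(S_1)$. The map $\pi_1(W^\circ)\to\Lambda\to\operatorname{Sp}(\nu)$ factors through $\pi_1(S_1)\to\operatorname{Sp}(\nu)$, which is the monodromy representation of $\mathfrak X_{S_1}$ on $H_1=\mathbb Z^{2g}$. So the image of $\Lambda_W$ in $\operatorname{Sp}(\nu)$ has finite index in the monodromy group, and the two Zariski closures have the same identity component $\mathbf G$, which is semisimple by Theorem~\ref{thm:De}.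

By Lemma~\ref{lem:NV} the projection $\mathbf N\to\operatorname{Sp}_{2g}$ has trivial kernel, so it is an isomorphism onto its image, which is the Zariski closure of the image of $\Lambda_W$. Hence $\mathbf N^0=\{(\eta,\mathfrak c(\eta)):\eta\in\mathbf G\}$ with a morphism $\mathfrak c\colon\mathbf G\to\mathbf V$ over $\mathbb Q$ satisfying $\mathfrak c(\eta\eta')=\mathfrak c(\eta)+\eta\mathfrak c(\eta')$. The formula $\eta\cdot(x,a)=(\eta x+a\mathfrak c(\eta),a)$ defines a representation of $\mathbf G$ on $\mathbb Q^{2g}\oplus\mathbb Q$. By complete reducibility the subrepresentation $\mathbb Q^{2g}\oplus0$ has a stable complement, spanned by a vector $(v,1)$. This vector is fixed, as its last coordinate is preserved, so $\mathfrak c(\eta)=v-\eta v$. Take $\Lambda_1=\Lambda_W\cap\mathbf N^0(\mathbb Q)$.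
\end{proof}

\subsection{A divisible section}

Lemma~\ref{lem:v} says that after a finite cover and a torsion translation the tautological section over $W$ has a single-valued logarithm. Such a section is divisible by every integer, and the Lang--N\'eron theorem then forces it to be constant. Since $W$ is a complex variety, we need the trace of $\mathcal C$ over $\mathbb C$.

\begin{lemma}\label{lem:traceC}
For every finitely generated extension $L$ of $\mathbb C(S)$ the $L/\mathbb C$-trace of $\mathcal C_L$ is zero.
\end{lemma}

\begin{proof}
Suppose there is a non-zero homomorphism over $\bar L$ from an abelian variety $E$ over $\mathbb C$ to $\mathcal C_\xi$. Let $k'\subset\mathbb C$ be a finitely generated extension of $\bar K$ over which $E$ is defined. By (A1) the homomorphism is defined over a finite extension of $k'(S)$. So there are a smooth irreducible variety $U$ over $\bar K$ with function field $k'$, an abelian scheme $\mathfrak e\to U$ extending $E$, a smooth irreducible variety $U'$ with a quasi-finite dominant map to $S\times U$, and a non-zero homomorphism $\psi\colon\mathfrak e\times_UU'\to\mathcal C\times_SU'$. The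 image of $U'$ contains a non-empty open subset of $S\times U$, so for some $u\in U(\bar K)$ the fiber of $U'$ over $u$ contains a curve dominating $S$. By (A3) the restriction of $\psi$ to the geometric generic point of this curve is non-zero. It is a homomorphism $(\mathfrak e_u)_F\to\mathcal C_\xi$, contradicting the vanishing of the $F/\bar K$-trace.
\end{proof}

\begin{proposition}\label{prop:curve}
For every $p\in\Theta$ there are a point $p_*\in V(\bar K)$ with $f(p_*)=f(p)$ and an irreducible closed curve $W_*\subset V$ over $\bar K$, containing $p_*$ and dominating $S$, such that $\beta j$ is constant on $W_*$ and $\chi j(W_*)\subset\mathcal C[m]$ for some $m\ge1$.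
\end{proposition}

\begin{proof}
The map $V\cap f^{-1}(W)\to W\cap\mathfrak X_{S_1}$ is finite and surjective with irreducible target, so some irreducible component $W'$ of the source surjects. It dominates $S_1$ by Lemma~\ref{lem:dominant}, hence $S$. Pick $p'\in W'$ with $f(p')=p_1$; it is a $\bar K$-point, because $p_1$ is one and $f$ is finite and defined over $K$.

\medskip\noindent\emph{The cover.} Let $v,\Lambda_1$ be as in Lemma~\ref{lem:v}, and let $m\ge1$ with $mv\in\mathbb Z^{2g}$. The finite covering $\Lambda_1\backslash\tilde Z^\circ\to W^\circ$ is algebraic and finite \'etale by the Riemann existence theorem. Let $W''\subset W'$ be a smooth non-empty open subset mapping into $W^\circ$, and let $W_1$ be a connected component of $W''\times_{W^\circ}(\Lambda_1\backslash\tilde Z^\circ)$. It is a smooth irreducible variety, finite \'etale and surjective over $W''$. The composite $\omega\colon W_1\to W'\xrightarrow{j}\mathcal X$ is a section of the abelian scheme $\mathcal X_1=\mathcal X\times_SW_1=\mathfrak X\times_YW_1$ over $W_1$.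

\medskip\noindent\emph{The logarithm.} The map $W_1\to\Lambda_1\backslash\tilde Z^\circ$ lifts to a holomorphic map $u\mapsto(\tau(u),x(u))\in\tilde Z^\circ$ on the universal cover of $W_1$, equivariant for a homomorphism $\pi_1(W_1)\to\Lambda_1$. If $\delta\in\pi_1(W_1)$ maps to $(\eta,v-\eta v)$, then $\tau(\delta u)=\eta\tau(u)$ and $x(\delta u)=\eta x(u)+v-\eta v$. So $x'=mx-mv$ satisfies $x'(\delta u)=\eta x'(u)$, and $\pi_{\tau(u)}x'(u)=m\pi_{\tau(u)}x(u)-\pi_{\tau(u)}(mv)$ is holomorphic in $u$. Hence $(\tau,x')$ descends to a holomorphic map $W_1\to\operatorname{Sp}(\nu)\backslash X^+$ over $Y$, that is, to a holomorphic section $\zeta$ of the relative Lie algebra of $\mathcal X_1$, and $\exp\zeta=m\omega$ because $mv\in\mathbb Z^{2g}$. For $n\ge1$ the holomorphic section $\omega_n=\exp(\zeta/n)$ satisfies $n\omega_n=m\omega$. It is a section of the finite \'etale cover $[n]^{-1}(m\omega(W_1))\to W_1$, so its image is a connected component of this cover in the complex topology, hence in the Zariski topology. This component is finite \'etale of degree one over $W_1$, so $\omega_n$ is algebraic. Thus $m\omega$ is divisible by every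 $n$ in $\mathcal X(L)$, where $L=\mathbb C(W_1)$.

\medskip\noindent\emph{Lang--N\'eron.} In a finitely generated abelian group only $0$ is divisible by every integer. By Theorem~\ref{thm:LN} and Lemma~\ref{lem:traceC} the group $\mathcal C(L)$ is finitely generated, so $m\chi(\omega)=0$. The $L/\mathbb C$-trace of $B_L$ is $B_{\mathbb C}$, so $B(L)/B(\mathbb C)$ is finitely generated and $m\beta(\omega)\in B(\mathbb C)$. The morphism $\beta\omega\colon W_1\to B$ then takes values in a finite set, so it is constant. As $W_1\to W'$ is dominant, $\beta j$ is constant on $W'$, with value $b=\beta j(p')\in B(\bar K)$, and $\chi j(W')\subset\mathcal C[m]$. So $W'$ lies in $\Pi^{-1}(\{b\}\times\mathcal C[m])$, a closed subset of $\mathcal Q$ that is defined over $\bar K$ and finite over $S$. Being closed, irreducible and dominant over the curve $S$, the variety $W'$ is a component of this set; so it is a curve defined over $\bar K$.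

All of $V,S,f,\beta,\chi,j,B,\mathcal C$ are defined over $K$, so $p_*=\sigma^{-1}p'$ and $W_*=\sigma^{-1}W'$ have the required properties.
\end{proof}

\section{Proof of Proposition~\ref{prop:key}}\label{sec:end}

For each $p\in\Theta$ choose $p_*$ and $W_*$ as in Proposition~\ref{prop:curve}, and let $\Theta_*$ be the set of the $p_*$. It is dense in $V$: the image of its closure under the finite map $f$ is closed and contains $f(\Theta)$, so it equals $f(V)$; hence the closure has dimension $\dim V$, and $V$ is irreducible. So $V$ is densely covered by curves that are constant in $B$ and torsion in $\mathcal C$. A priori the torsion orders could be unbounded; homotheties exclude this.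

\medskip\noindent\emph{The torsion part.} Let $p\in\Theta$ lie over $s$ and $p_*$ over $s_*$, let $y\in S_1$ be the common image of $s$ and $s_*$, and let $\varphi\colon A_0\to\mathcal X_s$ be an isogeny. By Proposition~\ref{prop:fixed} the point $f(n_1p_*)=n_1f(p_*)=n_1f(p)=f(n_1p)$ is fixed by $G_\varphi$. So $G_\varphi$ permutes the at most $m_f$ points of its fiber under $f$, and the stabilizer $U\subset G_\varphi$ of $n_1p_*$ has index at most $n_0m_f$ in $G_{\mathrm{hom}}$. The group $U$ fixes $s$, $s_*$ and $y$, so the identifications $\mathcal X_s=\mathfrak X_y=\mathcal X_{s_*}$ and the surjection $\chi\colon\mathcal X_{s_*}\to\mathcal C_{s_*}$ are $U$-equivariant. By Lemma~\ref{lem:Gphi}(b), $U$ acts through $a$ on the torsion points of $\mathcal X_{s_*}$, hence on those of $\mathcal C_{s_*}$. The point $\chi j(n_1p_*)$ is torsion and fixed by $U$, so it is killed by $e_3=e(c_0\,(n_0m_f)!)$ by Lemma~\ref{lem:kill}. With $n=n_1e_3$ we get $\chi j(\Theta_*)\subset\mathcal C[n]$, and by density $\chi j(V)\subset\mathcal C[n]$. As $\chi j$ is proper, $V_{\mathcal C}=\chi j(V)$ is closed and irreducible, and it dominates $S$. So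 it is an irreducible component of $\mathcal C[n]$, and it is a curve.

\medskip\noindent\emph{The product structure.} Let $V_B$ be the closure of $\beta j(V)$ in $B$, an irreducible subvariety. Then $\Pi(V)\subset V_B\times V_{\mathcal C}$. For $p_*\in\Theta_*$ put $b=\beta j(p_*)$. The set $\chi j(W_*)$ is closed in the irreducible curve $V_{\mathcal C}$ and dominates $S$, so it equals $V_{\mathcal C}$, and $\Pi(W_*)=\{b\}\times V_{\mathcal C}$. The points $b$ are dense in $V_B$ and $\Pi(V)$ is closed, so $\Pi(V)=V_B\times V_{\mathcal C}$.

\medskip\noindent\emph{The constant part.} The points $b$ lie in $\Gamma_B$. Indeed, $j(p)\in\Gamma_{\mathcal X_s}$; under $\mathcal X_s=\mathfrak X_y=\mathcal X_{s_*}$ we have $j(p)=j(p_*)$; and the homomorphism $\beta_{s_*}\colon\mathcal X_{s_*}\to B$ maps $\Gamma_{\mathcal X_{s_*}}$ into $\Gamma_B$. By Theorem~\ref{thm:ML}, $V_B$ is a coset, so $V_B=b_0+B_0$ with $b_0$ any one of the points $b$. This proves Proposition~\ref{prop:key}, and with Sections~\ref{sec:converse} and~\ref{sec:reduction} it completes the proofs of Theorems~\ref{thm:main} and~\ref{thm:strong}. \qed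

\begin{thebibliography}{99}

\bibitem{Deligne} Deligne, Hodge II.

\bibitem{Dill} Gabriel Andreas Dill, \emph{Unlikely intersections between isogeny orbits and curves}, arXiv:1801.05701 (2018).

\bibitem{Faltings94} Faltings, 1994.

\bibitem{Gao} Gao, J. reine angew. Math. 732 (2017).

\bibitem{GR} Gaudron and R\'emond, \emph{Polarisations et isog\'enies}, Duke 163 (2014).

\bibitem{HP} Habegger and Pila, Ann. Sci. ENS 49 (2016).

\bibitem{Hindry88} Hindry, 1988.

\bibitem{Lang} Lang, \emph{Abelian Varieties}.

\bibitem{Masser} Masser, 1996.

\bibitem{McQuillan95} McQuillan, 1995.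

\bibitem{Noot} Noot, 1995.

\bibitem{PS} Peterzil and Starchenko, Duke 162 (2013).

\bibitem{Pink} Pink, 2005.

\bibitem{Serre} Serre, \emph{\OE uvres} IV, nos.~136 and 138.

\end{thebibliography}
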